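\title{Slope subalgebras of quantum loop groups of finite type}

\begin{abstract}
Let $\mathfrak g$ be a finite-dimensional semisimple Lie algebra of rank $n$. In the shuffle realization of the quantum loop group $U_q(L\mathfrak g)$, each vector $\mathbf m\in\mathbb R^n$ defines a slope subalgebra $\mathcal B_{\mathbf m}$ by growth conditions on rational functions. We prove that, for $q$ not a root of unity, $\mathcal B_{\mathbf m}$ is the Drinfeld--Jimbo quantum group of the subalgebra $\mathfrak g_{\mathbf m}\subset\mathfrak g$ whose roots are the roots $\boldsymbol\alpha$ with $\mathbf m\cdot\boldsymbol\alpha\in\mathbb Z$, with its Cartan part enlarged to that of $\mathfrak g$. The proof factors the positive half of $U_q(L\mathfrak g)$ into slope subalgebras along increasing paths in $\mathbb R^n$. This reduces the character of $\mathcal B_{\mathbf m}^+$ to the cases $\mathbf m=0$ and $\mathbf m$ generic, which are decided by finite-dimensional representations.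
\end{abstract}

\section{Introduction}

\subsection{Slopes in the loop algebra}

Let $C=(c_{ij})_{i,j\in I}$, $I=\{1,\dots,n\}$, be a symmetrizable Cartan matrix of finite type, let $d_i$ be positive integers with $d_ic_{ij}=d_jc_{ji}$, and put $d_{ij}=d_ic_{ij}$. The symmetric form $\langle\mathbf k,\mathbf l\rangle=\sum_{i,j}k_id_{ij}l_j$ on $\mathbb Z^n$ is positive definite. Let $\mathfrak g$ be the semisimple Lie algebra of type $C$, with Cartan subalgebra $\mathfrak h$ and root system $\Phi$. We identify the root lattice with $\mathbb Z^n$ so that the simple roots are the unit vectors $\mathbf e_i$; then $\Phi^+=\Phi\cap\mathbb N^n$, where $\mathbb N=\{0,1,2,\dots\}$. The Weyl group acts on $\mathbb Z^n$ by automorphisms preserving the form, and every root is conjugate to some $\mathbf e_i$. Hence $\langle\boldsymbol\alpha,\boldsymbol\alpha\rangle/2$ is one of the $d_i$, and the coordinates of a root have greatest common divisor $1$.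

The loop algebra $L\mathfrak g=\mathfrak g\otimes\mathbb C[t,t^{-1}]$ has root vectors $e_{\boldsymbol\alpha}t^d$ indexed by the pairs $(\boldsymbol\alpha,d)\in\Phi\times\mathbb Z$. A vector $\mathbf m\in\mathbb R^n$ selects the pairs on the graph $d=\mathbf m\cdot\boldsymbol\alpha$; these are the pairs with $\boldsymbol\alpha$ in
\[
\Phi_{\mathbf m}=\{\boldsymbol\alpha\in\Phi:\ \mathbf m\cdot\boldsymbol\alpha\in\mathbb Z\}.
\]
Let $\mathfrak g_{\mathbf m}\subset\mathfrak g$ be the Lie subalgebra generated by the $\mathfrak{sl}_2$-triples $e_{\boldsymbol\alpha},h_{\boldsymbol\alpha},f_{\boldsymbol\alpha}$ with $\boldsymbol\alpha\in\Phi_{\mathbf m}$. It is semisimple with root system $\Phi_{\mathbf m}$. Since $\boldsymbol\alpha\mapsto\mathbf m\cdot\boldsymbol\alpha$ is additive, the span of $\mathfrak h$ and of the $e_{\boldsymbol\alpha}t^{\mathbf m\cdot\boldsymbol\alpha}$, $\boldsymbol\alpha\in\Phi_{\mathbf m}$, is a subalgebra of $L\mathfrak g$, and setting $t=1$ maps it isomorphically onto $\mathfrak g_{\mathbf m}+\mathfrak h$.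 So the loop algebra contains one finite-dimensional reductive subalgebra for each slope $\mathbf m$.

For integral $\mathbf m$ we have $\mathfrak g_{\mathbf m}=\mathfrak g$, and for $\mathbf m$ off countably many hyperplanes $\mathfrak g_{\mathbf m}=0$. In type $A_n$ the positive roots are $\mathbf e_i+\dots+\mathbf e_{j-1}$ with $i<j\le n+1$, on which $\mathbf m$ takes the value $M_j-M_i$, where $M_j=m_1+\dots+m_{j-1}$; thus $\mathfrak g_{\mathbf m}$ is a sum of algebras $\mathfrak{sl}_N$, one for each class of indices with the same $M_j$ modulo $\mathbb Z$. In other types proper subsystems of full rank occur, and these are not generated by a proper subset of a base of $\Phi$. If $\Phi^+=\{\mathbf e_1,\mathbf e_2,\mathbf e_1+\mathbf e_2,2\mathbf e_1+\mathbf e_2\}$, then $\mathbf m=(\frac12,0)$ selects $\mathbf e_2$ and $2\mathbf e_1+\mathbf e_2$, of type $A_1\times A_1$. In type $G_2$ with highest root $3\mathbf e_1+2\mathbf e_2$, the vector $\mathbf m=(\frac13,0)$ selects $\mathbf e_2$, $3\mathbf e_1+\mathbf e_2$,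 $3\mathbf e_1+2\mathbf e_2$, of type $A_2$.

One expects quantum groups $U_q(\mathfrak g_{\mathbf m})$ inside the quantum loop group. There a condition on the degree alone does not single out the right subalgebra: already for $\mathfrak{sl}_2$ and $\mathbf m=0$, the products of two root vectors of loop degrees $u$ and $-u$ all have total degree $0$. The shuffle realization supplies the missing condition.

\subsection{The quantum loop group and the shuffle algebra}

The ground field is $\mathbb C$ with $q\in\mathbb C^*$ not a root of unity, or $\mathbb Q(q)$ or $\mathbb C(q)$ with $q$ an indeterminate. Put $q_i=q^{d_i}$, $\kappa_i=(q_i-q_i^{-1})^{-1}$, $[k]_v=\frac{v^k-v^{-k}}{v-v^{-1}}$, and let $\binom Nk_v=\frac{[N]_v!}{[k]_v!\,[N-k]_v!}$ with $[k]_v!=[1]_v\cdots[k]_v$.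

The quantum loop group $U=U_q(L\mathfrak g)$, in Drinfeld's new realization, has generators $e_{i,d},f_{i,d}$ ($i\in I$, $d\in\mathbb Z$) and $\varphi^{\pm}_{i,\pm r}$ ($r\ge0$), with $\varphi^+_{i,0}=K_i$ and $\varphi^-_{i,0}=K_i^{-1}$. Let $e_i(z)=\sum_de_{i,d}z^{-d}$, $f_i(z)=\sum_df_{i,d}z^{-d}$, $\varphi_i^\pm(z)=\sum_{r\ge0}\varphi^\pm_{i,\pm r}z^{\mp r}$ and $\delta(x)=\sum_{j\in\mathbb Z}x^j$. The $\varphi$'s commute, and
\begin{gather}
\varphi^\pm_i(z)e_j(w)=\frac{q^{d_{ij}}z-w}{z-q^{d_{ij}}w}\,e_j(w)\varphi_i^\pm(z),\qquad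
\varphi^\pm_i(z)f_j(w)=\frac{z-q^{d_{ij}}w}{q^{d_{ij}}z-w}\,f_j(w)\varphi_i^\pm(z),\label{eq:D1}\\
[e_i(z),f_j(w)]=\delta_{ij}\,\kappa_i\,\delta(z/w)\bigl(\varphi_i^+(w)-\varphi_i^-(w)\bigr),\label{eq:D2}
\end{gather}
where the fractions are expanded in $w/z$ for $\varphi^+$ and in $z/w$ for $\varphi^-$. In particular $K_ie_{j,d}K_i^{-1}=q^{d_{ij}}e_{j,d}$, $K_if_{j,d}K_i^{-1}=q^{-d_{ij}}f_{j,d}$ and $[e_{i,d},f_{j,-d}]=\delta_{ij}\kappa_i(K_i-K_i^{-1})$. The remaining relations are $(z-q^{d_{ij}}w)e_i(z)e_j(w)=(q^{d_{ij}}z-w)e_j(w)e_i(z)$, the Serre relations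
\[
\sum_{\pi\in S_N}\sum_{k=0}^N(-1)^k\tbinom Nk_{q_i}\,e_i(z_{\pi(1)})\cdots e_i(z_{\pi(k)})\,e_j(w)\,e_i(z_{\pi(k+1)})\cdots e_i(z_{\pi(N)})=0
\]
for $i\ne j$, $N=1-c_{ij}$, and the relations obtained from these two by replacing each $e_i(z)$ by $f_i(1/z)$. They enter only through the facts quoted below. Let $U^+$, $U^-$, $U^0$ be the subalgebras generated by the $e$'s, the $f$'s and the $\varphi$'s. We use the algebra automorphism
\[
\omega:\quad e_{i,d}\mapsto f_{i,-d},\qquad f_{i,d}\mapsto e_{i,-d},\qquad \varphi^\pm_{i,\pm r}\mapsto\varphi^\mp_{i,\mp r},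
\]
and the trivial representation $\varepsilon$, which sends $K_i$ to $1$ and the $e$'s, the $f$'s and the $\varphi^\pm_{i,\pm r}$ with $r>0$ to $0$. For $\mathbf k\in\mathbb Z^n$ put $K_{\mathbf k}=\prod_iK_i^{k_i}$, $\kappa_{\mathbf k}=\prod_i\kappa_i^{k_i}$ and $|\mathbf k|=\sum_ik_i$.

Let $\zeta_{ij}(x)=\frac{x-q^{-d_{ij}}}{x-1}$. For $\mathbf k\in\mathbb N^n$ let $\mathcal V_{\mathbf k}$ be the space of rational functions in variables $z_{i1},\dots,z_{ik_i}$ ($i\in I$) that are symmetric in the variables of each color $i$. The shuffle product of $R\in\mathcal V_{\mathbf k}$ and $R'\in\mathcal V_{\mathbf k'}$ is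
\[
R*R'=\frac1{\mathbf k!\,\mathbf k'!}\,\mathrm{Sym}\Bigl[R(z_{ia})_{a\le k_i}\;R'(z_{ia})_{k_i<a\le k_i+k'_i}\prod_{i,j\in I}\ \prod_{a\le k_i}\ \prod_{k_j<b\le k_j+k'_j}\zeta_{ij}\Bigl(\frac{z_{ia}}{z_{jb}}\Bigr)\Bigr],
\]
where $\mathrm{Sym}$ symmetrizes within each color and $\mathbf k!=\prod_ik_i!$. It makes $\mathcal V=\bigoplus_{\mathbf k}\mathcal V_{\mathbf k}$ an algebra. Let $\mathcal A\subset\mathcal V$ be the subalgebra generated by the elements $z_{i1}^d\in\mathcal V_{\mathbf e_i}$. The following is known, and we use it throughout to identify $U^+$ with $\mathcal A$.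
\begin{enumerate}
\item[(S)] The assignment $e_{i,d}\mapsto z_{i1}^d$ defines an algebra isomorphism $U^+\cong\mathcal A$.
\end{enumerate}
The algebra $\mathcal A=\bigoplus\mathcal A_{\mathbf k,d}$ is graded by the \emph{weight} $\mathbf k\in\mathbb N^n$ and the \emph{degree} $d\in\mathbb Z$, the total homogeneous degree of the rational function.

\subsection{Slope subalgebras and the main theorem}

Fix $\mathbf m\in\mathbb R^n$. An element $R\in\mathcal A$ of weight $\mathbf k$ has \emph{slope $\le\mathbf m$} if, for every $\mathbf l\in\mathbb N^n$ with $0\ne\mathbf l\le\mathbf k$ componentwise, the limit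
\[
\lim_{\xi\to\infty}\xi^{-\mathbf m\cdot\mathbf l}\,R(\xi z_{i1},\dots,\xi z_{il_i},z_{i,l_i+1},\dots,z_{ik_i})_{i\in I}
\]
exists and is finite. Thus no group of variables of weight $\mathbf l$ carries more than $\mathbf m\cdot\mathbf l$ of the degree. Put
\[
\mathcal B_{\mathbf m,\mathbf k}=\{R\in\mathcal A_{\mathbf k,\mathbf m\cdot\mathbf k}:\ R\text{ has slope}\le\mathbf m\},\qquad \mathcal B^+_{\mathbf m}=\bigoplus_{\mathbf k\in\mathbb N^n}\mathcal B_{\mathbf m,\mathbf k}\subset U^+ ,
\]
so that $\mathcal B_{\mathbf m,\mathbf k}=0$ unless $\mathbf m\cdot\mathbf k\in\mathbb Z$. This is a subalgebra (Lemma~\ref{lem:Lmult}). Let $\mathcal B^-_{\mathbf m}=\omega(\mathcal B^+_{\mathbf m})\subset U^-$. The \emph{slope subalgebra} $\mathcal B_{\mathbf m}\subset U$ is generated by $\mathcal B^+_{\mathbf m}$, $\mathcal B^-_{\mathbf m}$ and the $K_i^{\pm1}$, $i\in I$.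

Let $\beta_1,\dots,\beta_r$ be the simple roots of $\Phi_{\mathbf m}$ for the positive system $\Phi_{\mathbf m}\cap\Phi^+$, and put $a_{st}=2\langle\beta_s,\beta_t\rangle/\langle\beta_s,\beta_s\rangle$ and $q_s=q^{\langle\beta_s,\beta_s\rangle/2}$; the letters $s,t$ as subscripts of $q$ and $a$ always refer to the $\beta$'s. Let $U_q^+(\mathfrak g_{\mathbf m})$ be the algebra generated by $E_1,\dots,E_r$ subject to the quantum Serre relations
\begin{equation}\label{eq:serre}
\sum_{k=0}^N(-1)^k\tbinom Nk_{q_s}E_s^{N-k}E_tE_s^k=0,\qquad s\ne t,\quad N=1-a_{st},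
\end{equation}
and let $U_q^-(\mathfrak g_{\mathbf m})$ be given by generators $F_1,\dots,F_r$ and the same relations. Since $\mathcal B_{\mathbf m}$ contains all $K_i^{\pm1}$, it should quantize $\mathfrak g_{\mathbf m}+\mathfrak h$ rather than $\mathfrak g_{\mathbf m}$. So let $\widetilde U_q(\mathfrak g_{\mathbf m})$ be generated by $E_s,F_s$ ($1\le s\le r$) and commuting invertible $K_i$ ($i\in I$), subject to the quantum Serre relations among the $E_s$ and among the $F_s$ and to
\begin{equation}\label{eq:cross}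
K_iE_sK_i^{-1}=q^{\langle\mathbf e_i,\beta_s\rangle}E_s,\qquad K_iF_sK_i^{-1}=q^{-\langle\mathbf e_i,\beta_s\rangle}F_s,\qquad [E_s,F_t]=\delta_{st}\frac{K_{\beta_s}-K_{\beta_s}^{-1}}{q_s-q_s^{-1}}.
\end{equation}
The question, which comes from \cite{Zhu}, is whether $\mathcal B_{\mathbf m}$ is the quantum group of $\mathfrak g_{\mathbf m}$ in this sense. This is known when $C$ is of type $A$. We answer it in every finite type.

\begin{theorem}\label{thm:main}
Let $q$ be not a root of unity. For every $\mathbf m\in\mathbb R^n$ there is an algebra isomorphism $\widetilde U_q(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}$ with $K_i\mapsto K_i$, restricting to isomorphisms $U_q^\pm(\mathfrak g_{\mathbf m})\cong\mathcal B_{\mathbf m}^\pm$.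
\end{theorem}

\subsection{The method}

The definition of $\mathcal B^+_{\mathbf m}$ provides no generators, and $\mathcal A$ is given by generators rather than by equations, so even the dimensions of the spaces $\mathcal B_{\mathbf m,\mathbf k}$ are not visible from it. We find these dimensions first and the generators afterwards.

The leading coefficients in the slope condition form a coproduct $L$ on $\mathcal B^+_{\mathbf m}$, and they show that $\mathcal A$ is an ordered tensor product of the $\mathcal B^+_{\mathbf m(t)}$ along any increasing path $\mathbf m(t)$ (Section~\ref{sec:slopes}). A constant-term pairing, nondegenerate on each $\mathcal B_{\mathbf m,\mathbf k}$, makes $L$ adjoint to the product; so generators of $\mathcal B_{\mathbf m}^+$ correspond to primitive elements (Section~\ref{sec:form}). A primitive element has commutators with $\mathcal B_{\mathbf m}^-$ of Drinfeld--Jimbo shape (Section~\ref{sec:comm}). Write the character of $\mathcal B^+_{\mathbf m}$ as $\prod_{\mathbf k}(1-x^{\mathbf k})^{-p_{\mathbf m}(\mathbf k)}$.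 Comparing two paths shows that $p_{\mathbf m}(\mathbf k)$ depends only on $\mathbf k$ and $\mathbf m\cdot\mathbf k$, so for each $\mathbf k$ we may move $\mathbf m$ to $0$ or to a generic point of a hyperplane. In both positions, $\mathfrak{sl}_2$-arguments in finite-dimensional $U$-modules exclude unwanted primitive elements (Section~\ref{sec:char}). Once the character is known, the pairing and a dimension count identify the algebra (Section~\ref{sec:proof}).

\section{Shuffle elements and two small cases}\label{sec:small}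

\subsection{Words, numerators and degrees}

For variables $z,w$ of colors $i,j$ we write $\zeta(z/w)=\zeta_{ij}(z/w)=\frac{z-q^{-d_{ij}}w}{z-w}$. Note that $\zeta_{ij}=\zeta_{ji}$, $\zeta_{ij}(\infty)=1$ and $\zeta_{ij}(0)=q^{-d_{ij}}$. As $R$ and $R'$ are symmetric in each color, $R*R'$ is the sum, over all \emph{distributions} of the variables that give $k_i$ variables of color $i$ to $R$ and $k'_i$ to $R'$, of $R\,R'\prod\zeta(x/y)$ with $x$ running over the variables of $R$ and $y$ over those of $R'$. Hence a \emph{word}, that is, a product of generators, is the function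
\begin{equation}\label{eq:word}
e_{i_1,u_1}\cdots e_{i_N,u_N}=\sum_\sigma\ \prod_{p}z_{\sigma(p)}^{u_p}\prod_{p<p'}\zeta\bigl(z_{\sigma(p)}/z_{\sigma(p')}\bigr),
\end{equation}
where $\sigma$ runs over the color-preserving bijections from the positions $1,\dots,N$ to the variables. Words span $\mathcal A$. Put $D=D_{\mathbf k}=\prod_{i<j}\prod_{a,b}(z_{ia}-z_{jb})$.

\begin{lemma}\label{lem:numer}
Every $R\in\mathcal A_{\mathbf k}$ has the form $p/D$ with $p$ a Laurent polynomial. The space $\mathcal A_{\mathbf k}$ is stable under multiplication by Laurent polynomials symmetric in each color.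
\end{lemma}

\begin{proof}
Let $R$ be a word and $\mathrm{Vd}$ the product of the Vandermonde determinants of the colors. Each pair of variables occurs once in each term of \eqref{eq:word}, with at most a simple pole on the diagonal, so $R\,D\,\mathrm{Vd}$ is a Laurent polynomial. It is antisymmetric in each color, since $R$ and $D$ are symmetric, and hence divisible by $\mathrm{Vd}$. The color-symmetric Laurent polynomials are generated by the power sums $\sum_az_{ia}^{j}$, $j\in\mathbb Z$: those with $j>0$ give the elementary symmetric polynomials and those with $j<0$ give $(z_{i1}\cdots z_{ik_i})^{-1}$. By \eqref{eq:word}, such a power sum times a word is the sum, over the positions $p$ of color $i$, of the word with $u_p$ replaced by $u_p+j$.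
\end{proof}

For a set $S$ of variables and a Laurent polynomial $p\ne0$, let $\deg_Sp$ be the largest total degree in $S$ of a monomial of $p$, and $\mathrm{in}_Sp$ the sum of the terms of $p$ that attain it. Both are multiplicative, so $\deg_S(p/p')=\deg_Sp-\deg_Sp'$ and $\mathrm{in}_S(p/p')=\mathrm{in}_Sp/\mathrm{in}_Sp'$ are well defined; put $\deg_S0=-\infty$. When the variables in $S$ are multiplied by $\xi\to\infty$, a rational function $G$ becomes $\xi^{\deg_SG}\bigl(\mathrm{in}_SG+O(\xi^{-1})\bigr)$. If $R\in\mathcal A_{\mathbf k}$ and $S$ has $l_i$ variables of color $i$, we say that $S$ has weight $\mathbf l$ and write $\deg_{\mathbf l}R=\deg_SR$. Then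
\[
R\text{ has slope}\le\mathbf m\quad\Longleftrightarrow\quad \deg_{\mathbf l}R\le\mathbf m\cdot\mathbf l\ \text{ for all }0\ne\mathbf l\le\mathbf k,
\]
and the inequality also holds for $\mathbf l=0$. In terms of $p$, the slope condition is the vanishing of the coefficients of certain monomials.

\subsection{Rank one}

\begin{example}\label{ex:sl2}
Let $n=1$, $m\in\mathbb R$, $\lambda=q_1^{-2}$. Here $D=1$, so $R\in\mathcal B_{m,k}$ is a Laurent polynomial of total degree $mk$ whose degree in each variable is at most $\lfloor m\rfloor$. For $k\ge1$ and $R\neq0$ this forces $m\in\mathbb Z$ and $R\in\mathbb C\,(z_1\cdots z_k)^m$. Conversely, for $m\in\mathbb Z$ formula \eqref{eq:word} gives $e_{1,m}^k=(z_1\cdots z_k)^m\,e_{1,0}^k$. The function $e_{1,0}^k$ has total degree $0$ and degree $\le0$ in each variable, so it is a constant, and letting $z_2/z_1,z_3/z_2,\dots$ tend to $0$ evaluates it as $\sum_{\sigma}\lambda^{\mathrm{inv}(\sigma)}=\prod_{j=1}^k(1+\lambda+\dots+\lambda^{j-1})$. This is nonzero because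 $q$ is not a root of unity. So $\mathcal B^+_m$ is the polynomial ring in $e_{1,m}$ if $m\in\mathbb Z$ and is $\mathbb C$ otherwise, as Theorem~\ref{thm:main} asserts. The product $e_{1,u}e_{1,-u}$ with $u>0$ has degree $u$ in $z_1$ and is excluded from $\mathcal B^+_0$ by the slope condition. If $\lambda=-1$ were allowed, the square of $z^m$ in $\mathcal A$ would vanish.
\end{example}

\subsection{The algebra $\mathfrak{sl}_3$}

Let $C$ be of type $A_2$ with $d_1=d_2=1$, $\kappa=(q-q^{-1})^{-1}$, so that $\zeta_{12}(x)=\frac{x-q}{x-1}$.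

\begin{example}[weight $(1,1)$]\label{ex:sl3}
Write $z=z_{11}$, $w=z_{21}$. Then
\[
e_{1,a}e_{2,b}=z^aw^b\,\frac{z-qw}{z-w},\qquad e_{2,b}e_{1,a}=z^aw^b\,\frac{qz-w}{z-w}.
\]
As $q^2\ne1$, the numerators span all Laurent polynomials, and $\mathcal A_{(1,1),d}$ has the basis $z^aw^b/(z-w)$, $a+b=d+1$. Let $\mathbf M\in\mathbb R^2$ and $d\le M_1+M_2$. Slope $\le\mathbf M$ means $a-1\le\lfloor M_1\rfloor$ and $b-1\le\lfloor M_2\rfloor$, which leaves $\lfloor M_1\rfloor+\lfloor M_2\rfloor-d+2$ basis elements. The pairs of generators $e_{1,a},e_{2,b}$ of slope $\le\mathbf M$ with $a+b=d$ number $\lfloor M_1\rfloor+\lfloor M_2\rfloor-d+1$. The difference is $1$ whatever $\mathbf M$ is: it counts one root vector for the pair $(\mathbf e_1+\mathbf e_2,d)$. This independence of $\mathbf M$ is the smallest case of Lemma~\ref{lem:pindep}.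

Take $d=1$. For $\mathbf m=(1,0)$ the space $\mathcal B_{\mathbf m,(1,1)}$ has numerators $z^2,zw$ and is spanned by $e_{1,1}e_{2,0}$ and $e_{2,0}e_{1,1}$, as for $U_q^+(\mathfrak{sl}_3)$. For $\mathbf m=(\frac12,\frac12)$, where $\Phi_{\mathbf m}=\{\pm(\mathbf e_1+\mathbf e_2)\}$, only the numerator $zw$ survives, and
\[
E=\frac{zw}{z-w}=\frac{q\,e_{1,1}e_{2,0}-e_{2,0}e_{1,1}}{1-q^2}=\frac{e_{1,0}e_{2,1}-q\,e_{2,1}e_{1,0}}{1-q^2}.
\]
The same function is a $q$-commutator of generators in $\mathcal B^+_{(1,0)}$ and a new generator in $\mathcal B^+_{(1/2,1/2)}$, whose pieces of weights $\mathbf e_1$ and $\mathbf e_2$ vanish.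

We compute $[E,\omega(E)]$ from the last expression. From $e_{2,1}K_1^{\pm1}=q^{\pm1}K_1^{\pm1}e_{2,1}$ and $K_2^{\pm1}e_{1,0}=q^{\mp1}e_{1,0}K_2^{\pm1}$ we get
\begin{align*}
(1-q^2)[E,f_{1,0}]&=\kappa\bigl((K_1-K_1^{-1})e_{2,1}-q\,e_{2,1}(K_1-K_1^{-1})\bigr)=\kappa(1-q^2)K_1e_{2,1},\\
(1-q^2)[E,f_{2,-1}]&=\kappa\bigl(e_{1,0}(K_2-K_2^{-1})-q(K_2-K_2^{-1})e_{1,0}\bigr)=-\kappa(1-q^2)e_{1,0}K_2^{-1}.
\end{align*}
Since $f_{2,-1}K_1=q^{-1}K_1f_{2,-1}$ and $K_2^{-1}f_{1,0}=q^{-1}f_{1,0}K_2^{-1}$,
\[
[E,f_{1,0}f_{2,-1}-qf_{2,-1}f_{1,0}]=\kappa K_1[e_{2,1},f_{2,-1}]+\kappa[e_{1,0},f_{1,0}]K_2^{-1}=\kappa^2\bigl(K_1K_2-K_1^{-1}K_2^{-1}\bigr).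
\]
Therefore $[E,\omega(E)]=\frac{\kappa^2}{1-q^2}(K_1K_2-K_1^{-1}K_2^{-1})$. No product of $e$'s and $f$'s and no mixed term $K_1K_2^{-1}$ remains, and after rescaling $\omega(E)$ this is the last relation in \eqref{eq:cross}. Proposition~\ref{prop:prim} explains these cancellations by slopes.
\end{example}

\begin{example}[weight $(2,1)$]\label{ex:wheel}
Let $\mathbf m=0$, with variables $z_1,z_2$ of color $1$ and $w$ of color $2$, so $D=(z_1-w)(z_2-w)$. For a monomial $z_1^az_2^bw^c$ of the numerator, with $a+b+c=2$, the slope conditions read $a,b\le1$ and $c,\ a+b,\ a+c,\ b+c\le2$. They leave three numerators: $z_1z_2$, $(z_1+z_2)w$, $w^2$. But $U_q^+(\mathfrak{sl}_3)$ has dimension $2$ in this weight. The explanation is that elements of $\mathcal A_{(2,1)}$ vanish at $(z_1,w,z_2)=(1,q,q^2)$: there $\zeta(z_1/z_2)=\zeta(z_2/w)=\zeta(w/z_1)=0$, and in every term of \eqref{eq:word} either $z_1$ precedes $z_2$, or $z_2$ precedes $w$, or $w$ precedes $z_1$. So counting numerators overestimates $\dim\mathcal B_{\mathbf m,\mathbf k}$.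 We shall not describe $\mathcal A$ by such vanishing conditions; the upper bounds come from representations of $U$.
\end{example}

\section{Facts about quantum groups}\label{sec:facts}

\subsection{Quoted results and the ground field}

Besides (S) we use three results from the literature.
\begin{enumerate}
\item[(T)] Multiplication $U^-\otimes U^0\otimes U^+\to U$ is a linear isomorphism, and the monomials $K_{\boldsymbol\mu}$, $\boldsymbol\mu\in\mathbb Z^n$, are linearly independent in $U^0$ \cite{Beck,Hernandez}.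
\item[(M)] For each $i\in I$ there is a finite-dimensional $U$-module $V$ generated by a vector $v\ne0$ with $e_{j,d}v=0$ for all $j,d$, $K_jv=q_j^{\delta_{ij}}v$, and $v$ an eigenvector of $U^0$ \cite[Theorem 12.2.6]{CP}. (If $\mathfrak g$ is not simple, $U$ is a tensor product and the factors not containing $i$ act through $\varepsilon$.) By (T), $V=U^-v$; so $V$ is spanned by common eigenvectors of the $K_j$, and the eigenvalues of $K_j$ lie in $q_j^{\mathbb Z}$.
\item[(Q)] Let $\beta_1,\dots,\beta_r\in\mathbb Z^n$ be a base of a root system contained in $\Phi$, with Lie algebra $\mathfrak g'$, and define $a_{st}$, $q_s$ and $U_q^+(\mathfrak g')$ as above. Let $U_q(\mathfrak g')$ be the Drinfeld--Jimbo quantum group, generated by $E_s,F_s,\mathcal K_s^{\pm1}$ with the $\mathcal K_s$ commuting, the quantum Serre relations, $\mathcal K_sE_t\mathcal K_s^{-1}=q^{\langle\beta_s,\beta_t\rangle}E_t$, $\mathcal K_sF_t\mathcal K_s^{-1}=q^{-\langle\beta_s,\beta_t\rangle}F_t$ and $[E_s,F_t]=\delta_{st}(\mathcal K_s-\mathcal K_s^{-1})/(q_s-q_s^{-1})$.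 Then $U_q^+(\mathfrak g')$ embeds in $U_q(\mathfrak g')$ and has character $\prod_{\boldsymbol\alpha}(1-x^{\boldsymbol\alpha})^{-1}$, the product over the positive roots of $\mathfrak g'$. An element of $U_q^+(\mathfrak g')$ is $0$ if it acts by $0$ on all finite-dimensional $U_q(\mathfrak g')$-modules on which each $\mathcal K_s$ is diagonalizable with eigenvalues in $q_s^{\mathbb Z}$ \cite[Chapters 4, 5, 8]{Jantzen}.
\end{enumerate}
The last statement of (Q) holds because the finite-dimensional simple module of lowest weight $-\lambda$ is $U_q^+/\sum_sU_q^+E_s^{\lambda_s+1}$ as a $U_q^+$-module; the left ideal is zero in weight $\sum\mu_s\beta_s$ as soon as $\lambda_s\ge\mu_s$ for all $s$.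

From now on the ground field is $\mathbb C$. This suffices. If $F=\mathbb Q(q)$ or $\mathbb C(q)$, embed $F$ in $\mathbb C$ as a field. The algebras $U$ and $\mathcal A$, the linear slope conditions, and hence $\mathcal B^\pm_{\mathbf m}$ and $\mathcal B_{\mathbf m}$ are compatible with $-\otimes_F\mathbb C$. The homomorphism $\Psi$ of Section~\ref{sec:proof} is built from elements $E_s$ spanning one-dimensional graded pieces and from constant terms $\gamma_s$, all of which can be taken over $F$; and $\Psi$ is an isomorphism because $\Psi\otimes_F\mathbb C$ is.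

\subsection{An operator commuting with $F$ cannot raise the weight}

Let $\nu$ be a positive power of $q$ and $U_\nu(\mathfrak{sl}_2)$ the algebra generated by $E,F,K^{\pm1}$ with $KEK^{-1}=\nu^2E$, $KFK^{-1}=\nu^{-2}F$, $[E,F]=(K-K^{-1})/(\nu-\nu^{-1})$. Recall that a finite-dimensional module $V$ on which $K$ is diagonalizable with eigenvalues in $\nu^{\mathbb Z}$ is a direct sum of simple modules with bases $v,Fv,\dots,F^pv$, where $p\ge0$, $Ev=0$, $Kv=\nu^pv$, $F^{p+1}v=0$. Let $V_p$ be the $\nu^p$-eigenspace of $K$. Then $F^j$ is injective on $V_{p'}$ for $j\le p'$, and a vector in $V_p$ killed by $E$ is killed by $F^{p+1}$.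

\begin{lemma}\label{lem:sl2}
Let $V$ be as above and let $P\in\mathrm{End}(V)$ commute with $F$ and satisfy $PV_p\subset V_{p+a}$ for all $p$, with an integer $a\ge1$. Then $P=0$.
\end{lemma}

\begin{proof}
Let $0\neq v\in V_p$ with $Ev=0$. Then $F^{p+1}Pv=PF^{p+1}v=0$ with $Pv\in V_{p+a}$ and $p+1\le p+a$, so $Pv=0$. Hence $PF^jv=F^jPv=0$, and the vectors $F^jv$ span $V$.
\end{proof}

\subsection{The Serre ideal as a radical}

We shall meet elements $E_s$ of $\mathcal B^+_{\mathbf m}$ about which little is known explicitly, so the Serre relations cannot be verified by computation. The next lemma replaces them by a property of a bilinear form. Let $\beta_1,\dots,\beta_r$ be as in (Q), let $\mathcal F$ be the free algebra on $\theta_1,\dots,\theta_r$ with $\mathrm{wt}\,\theta_s=\beta_s$, and let $J\subset\mathcal F$ be the two-sided ideal generated by the left sides of \eqref{eq:serre}, so that $\mathcal F/J=U_q^+(\mathfrak g')$. For an algebra graded by weights, the \emph{twisted product} on its tensor square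 is
\begin{equation}\label{eq:twist}
(a\otimes b)(c\otimes d)=q^{-\langle\mathrm{wt}\,b,\mathrm{wt}\,c\rangle}\,ac\otimes bd .
\end{equation}
Let $\Delta_{\mathcal F}:\mathcal F\to\mathcal F\otimes\mathcal F$ be the algebra map, for the twisted product, with $\Delta_{\mathcal F}(\theta_s)=\theta_s\otimes1+1\otimes\theta_s$.

\begin{lemma}\label{lem:rad}
Let $(\,,)$ be a bilinear form on $\mathcal F$ such that different weights are orthogonal, $(1,1)=1$, $(\theta_s,\theta_s)=\gamma_s\ne0$, and $(x,yy')=(\Delta_{\mathcal F}(x),y\otimes y')$. Then $\mathrm{rad}=\{x:(x,\cdot)=0\}$ equals $J$.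
\end{lemma}

\begin{proof}
Let $\theta_s\otimes\partial^{\mathrm L}_sx$ and $\partial^{\mathrm R}_sx\otimes\theta_s$ be the components of $\Delta_{\mathcal F}(x)$ in $\theta_s\otimes\mathcal F$ and $\mathcal F\otimes\theta_s$. For $x=\theta_{s_1}\cdots\theta_{s_N}$, with $x_{\hat p}$ denoting $x$ without its $p$-th letter, \eqref{eq:twist} gives
\[
\partial^{\mathrm L}_sx=\sum_{p:\,s_p=s}q^{-\langle\beta_s,\sum_{p'<p}\beta_{s_{p'}}\rangle}x_{\hat p},\qquad \partial^{\mathrm R}_sx=\sum_{p:\,s_p=s}q^{-\langle\beta_s,\sum_{p'>p}\beta_{s_{p'}}\rangle}x_{\hat p}.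
\]
Since $(x,\theta_sy)=\gamma_s(\partial^{\mathrm L}_sx,y)$ and $(x,y\theta_s)=\gamma_s(\partial^{\mathrm R}_sx,y)$, an element $x$ of nonzero weight lies in $\mathrm{rad}$ if and only if all $\partial^{\mathrm L}_sx$ do, and if and only if all $\partial^{\mathrm R}_sx$ do. Both $J$ and $\mathrm{rad}$ are graded and vanish in weight $0$.

\emph{$J\subset\mathrm{rad}$.} Let $\Theta=\sum_{k=0}^N(-1)^k\binom Nk_{q_s}\theta_s^{N-k}\theta_t\theta_s^k$ with $N=1-a_{st}$. We show that $\partial^{\mathrm L}_p\Theta=0$ for $p=s,t$; other $p$ do not occur in $\Theta$. Use $q^{\langle\beta_s,\beta_t\rangle}=q_s^{a_{st}}$. The coefficient of $\theta_s^N$ in $\partial^{\mathrm L}_t\Theta$ is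
\[
\sum_k(-1)^k\tbinom Nk_{q_s}q_s^{-(N-k)a_{st}}=q_s^{-Na_{st}}\sum_k(-1)^k\tbinom Nk_{q_s}q_s^{k(1-N)}=0,
\]
by the $q$-binomial theorem $\sum_k\binom Nk_{v}v^{k(1-N)}x^k=\prod_{j=0}^{N-1}(1+v^{-2j}x)$ at $x=-1$. The monomial $\theta_s^{N-k-1}\theta_t\theta_s^k$ arises in $\partial_s^{\mathrm L}\Theta$ by deleting a letter before $\theta_t$ in the $k$-th term or after $\theta_t$ in the $(k+1)$-st. With $\sum_{j=0}^{l-1}q_s^{-2j}=q_s^{-(l-1)}[l]_{q_s}$, its coefficient is
\[
(-1)^k\Bigl(\tbinom Nk_{q_s}[N-k]_{q_s}\,q_s^{-(N-k-1)}-\tbinom N{k+1}_{q_s}[k+1]_{q_s}\,q_s^{-2(N-k-1)-a_{st}-k}\Bigr)=0,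
\]
because $\binom Nk[N-k]=\binom N{k+1}[k+1]$ and $-a_{st}-k=N-k-1$. The rule $\partial^{\mathrm L}_p(yy')=(\partial^{\mathrm L}_py)y'+q^{-\langle\beta_p,\mathrm{wt}\,y\rangle}y\,\partial^{\mathrm L}_py'$ now gives $\partial^{\mathrm L}_pJ\subset J$, and induction on the number of letters gives $J\subset\mathrm{rad}$.

\emph{$\mathrm{rad}\subset J$.} Let $x\in\mathrm{rad}$ have weight $\mu=\sum\mu_s\beta_s\ne0$. By induction $\partial^{\mathrm L}_sx,\partial^{\mathrm R}_sx\in J$. Let a bar denote the image in $U_q(\mathfrak g')$. In $[E_{s_1}\cdots E_{s_N},F_s]$ move $\mathcal K_s$ to the far left and $\mathcal K_s^{-1}$ to the far right, using $E_t\mathcal K_s=q^{-\langle\beta_s,\beta_t\rangle}\mathcal K_sE_t$ and $\mathcal K_s^{-1}E_t=q^{-\langle\beta_s,\beta_t\rangle}E_t\mathcal K_s^{-1}$. The powers of $q$ are those in the formulas for $\partial^{\mathrm L}_s$ and $\partial^{\mathrm R}_s$, so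
\[
[\bar x,F_s]=(q_s-q_s^{-1})^{-1}\bigl(\mathcal K_s\,\overline{\partial^{\mathrm L}_sx}-\overline{\partial^{\mathrm R}_sx}\,\mathcal K_s^{-1}\bigr)=0\qquad\text{for all }s.
\]
As $\sum_s\mu_s\langle\beta_s,\mu\rangle=\langle\mu,\mu\rangle>0$ with $\mu_s\ge0$, the integer $a=\sum_ta_{st}\mu_t=2\langle\beta_s,\mu\rangle/\langle\beta_s,\beta_s\rangle$ is positive for some $s$, and $\mathcal K_s\bar x\mathcal K_s^{-1}=q_s^a\bar x$. By Lemma~\ref{lem:sl2}, $\bar x$ acts by $0$ on all modules in (Q). Hence $\bar x=0$, that is, $x\in J$.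
\end{proof}

\section{Expansions in blocks of variables}\label{sec:exp}

The slope condition concerns the behavior of $R$ when some variables are much larger than the others. To use it inductively we must know that the coefficients of the expansion of $R$ in such a region again belong to $\mathcal A$, which is not automatic since $\mathcal A$ is defined by generators.

Divide the variables into ordered blocks $S_1,\dots,S_b$. Let $\mathcal R$ be the ring of rational functions whose numerator is a Laurent polynomial and whose denominator is a product of binomials $x-cy$, with $c\in\mathbb C^*$ and $x\ne y$ variables. The expansion $G^\gg$ of $G\in\mathcal R$ for $|S_1|\gg\dots\gg|S_b|$ is obtained by writing $(x-cy)^{-1}=x^{-1}\sum_{j\geq0}(cy/x)^j$ whenever $x$ lies in an earlier block than $y$, and leaving the binomials inside a block untouched. It is a formal sum of \emph{components} $G_{n_1,\dots,n_b}$, homogeneous of degree $n_\mu$ in $S_\mu$. Each component is a finite sum of products of functions of one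 block: the partial sum $n_1+\dots+n_\mu$ determines, for each monomial of the numerator, the number of factors $y/x$ with $x\in S_1\cup\dots\cup S_\mu$ and $y$ outside, and every factor $y/x$ is counted for some $\mu$. The formal sums with finitely many total degrees and with partial sums bounded above form a ring. We use three properties.
\begin{enumerate}
\item[(E1)] $G\mapsto G^\gg$ is an injective ring homomorphism, since it fixes numerators and sends each inverse of a binomial to an inverse.
\item[(E2)] If blocks are subdivided compatibly with the order, the fine expansion is obtained by taking the coarse expansion and then expanding each component; each binomial receives the same series in both procedures.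
\item[(E3)] For two blocks, $G^\gg$ is the expansion in $\xi^{-1}$ after scaling $S_1$ by $\xi$, so the largest $n_1$ is $\deg_{S_1}G$, with coefficient $\mathrm{in}_{S_1}G$. By (E2), in general $n_1+\dots+n_\mu\le\deg_{S_1\cup\dots\cup S_\mu}G$.
\end{enumerate}
The expansion $G^\ll$ for $|S_1|\ll\dots\ll|S_b|$ is defined by reversing the order of the blocks.

For $R\in\mathcal A_{\mathbf k}$ and blocks of weights $\mathbf k_1+\dots+\mathbf k_b=\mathbf k$ put
\[
\Delta_{\mathbf k_1,\dots,\mathbf k_b}(R)=R\Big/\prod_{\mu<\nu}\ \prod_{x\in S_\mu,\,y\in S_\nu}\zeta(x/y)\ \in\mathcal R,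
\]
with expansions $\Delta^\gg(R)$ and $\Delta^\ll(R)$. The division undoes the factor in the shuffle product: one term of $\Delta_{\mathbf l,\mathbf l'}(X*Y)$ is $X\otimes Y$. The other terms involve
\[
\rho(z,w)=\frac{\zeta(w/z)}{\zeta(z/w)}=\frac{z-q^{d_{ij}}w}{q^{d_{ij}}z-w},
\]
for $z,w$ of colors $i,j$, which is the fraction in \eqref{eq:D1}. It is a power series in $w/z$ or in $z/w$, according to the region, and since $\zeta_{ij}=\zeta_{ji}$,
\begin{equation}\label{eq:rho}
\rho(z,w)\rho(w,z)=1,\qquad\rho(1/z,1/w)=\rho(w,z).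
\end{equation}

\begin{lemma}\label{lem:exp}
Let $R\in\mathcal A_{\mathbf k}$ and $\mathbf k=\mathbf k_1+\dots+\mathbf k_b$.
\begin{enumerate}
\item[(a)] For a word $Y$ with positions $1,\dots,N$, and for either expansion,
\begin{equation}\label{eq:Dword}
\Delta(Y)=\sum_{(A_1,\dots,A_b)}\ \Bigl(\prod_{p<p',\ \mu(p)>\mu(p')}\rho(x_{p'},x_p)\Bigr)\cdot Y_{A_1}\otimes\dots\otimes Y_{A_b}.
\end{equation}
The sum is over the partitions of the positions into sets $A_\mu$ of weights $\mathbf k_\mu$, $\mu(p)$ is the index of the set containing $p$, $Y_A$ is the word formed by the letters at the positions in $A$, and multiplication by $x_p$ raises the exponent of the letter at position $p$ by $1$. In particular every component of $\Delta^\gg(R)$ and of $\Delta^\ll(R)$ lies in $\mathcal A_{\mathbf k_1}\otimes\dots\otimes\mathcal A_{\mathbf k_b}$.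
\item[(b)] If $\mathbf k_\mu=\mathbf k'_\mu+\mathbf k''_\mu$, then $\Delta^\gg_{\mathbf k_1,\dots,\mathbf k'_\mu,\mathbf k''_\mu,\dots,\mathbf k_b}(R)$ is obtained by applying $\Delta^\gg_{\mathbf k'_\mu,\mathbf k''_\mu}$ to the $\mu$-th tensor factor of $\Delta^\gg_{\mathbf k_1,\dots,\mathbf k_b}(R)$.
\item[(c)] A nonzero component of $\Delta^\gg(R)$ has $n_1+\dots+n_\mu\le\deg_{\mathbf k_1+\dots+\mathbf k_\mu}R$, and a nonzero component of $\Delta^\ll(R)$ has $n_{\mu+1}+\dots+n_b\le\deg_{\mathbf k_{\mu+1}+\dots+\mathbf k_b}R$.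
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sort the terms of \eqref{eq:word} by the sets $A_\mu=\sigma^{-1}(S_\mu)$, and write $x_p=z_{\sigma(p)}$. A pair $p<p'$ in different blocks has the factor $\zeta(x_p/x_{p'})$. If $\mu(p)<\mu(p')$ it is cancelled by the division. Otherwise we divide by $\zeta(x_{p'}/x_p)$ and obtain $\rho(x_{p'},x_p)$. Expand these $\rho$'s. A monomial in the $x_p$ changes the exponents $u_p$ in the same way for all $\sigma$ with the given sets $A_\mu$, and the sum over such $\sigma$ of the remaining factors is the product of the functions \eqref{eq:word} of the shifted words. Finitely many monomials contribute to each component.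

(b) The additional denominator $\prod\zeta(x/y)$ involves only variables of $S_\mu$, so the claim follows from (E1) and (E2).

(c) We have $\deg_S(x-cy)=\deg_S(x-y)$, hence $\deg_S\zeta(x/y)=0$ for every $S$. Apply (E3).
\end{proof}

Taking a leading term in one set of variables may increase the degree in another: for $G=1/(z-w)$ and $S=\{z\}$ we have $\mathrm{in}_SG=1/z$, of degree $0>-1$ in $w$. This does not happen for nested sets.

\begin{lemma}\label{lem:nested}
Let $0\neq R\in\mathcal A_{\mathbf k}$. If $S'\subset S$ or $S'\supset S$, then $\deg_{S'}(\mathrm{in}_SR)\le\deg_{S'}R$.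
\end{lemma}

\begin{proof}
Write $R=p/D$. The monomials of $\mathrm{in}_Sp$ are monomials of $p$, so $\deg_{S'}(\mathrm{in}_Sp)\le\deg_{S'}p$. It remains to see that $\deg_{S'}(\mathrm{in}_S(z-w))=\deg_{S'}(z-w)$ for each factor of $D$. If both or none of $z,w$ lie in $S$, then $\mathrm{in}_S(z-w)=z-w$. Let $z\in S$, $w\notin S$, so that $\mathrm{in}_S(z-w)=z$. If $S'\subset S$, then $w\notin S'$ and both degrees are $1$ or $0$ according to whether $z\in S'$. If $S'\supset S$, both are $1$.
\end{proof}

\section{The slope factorization}\label{sec:slopes}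

\subsection{Leading terms}

Let $\mathcal A_{\le\mathbf m}$ (respectively $\mathcal A_{<\mathbf m}$) be the span of the $R\in\mathcal A_{\mathbf k}$, $\mathbf k\in\mathbb N^n$, with $\deg_{\mathbf l}R\le\mathbf m\cdot\mathbf l$ (respectively $<$) for all $0\ne\mathbf l\le\mathbf k$. Both spaces contain $\mathcal A_0=\mathbb C$, and both are graded by degree, because the conditions bear on the monomials of the numerator. The pieces $\mathcal A_{\le\mathbf m,\mathbf k,d}$ are finite-dimensional: the numerator has fixed total degree and bounded degree in each variable. They vanish for $\mathbf k\ne0$, $d>\mathbf m\cdot\mathbf k$, and $\mathcal B_{\mathbf m,\mathbf k}$ is the piece with $d=\mathbf m\cdot\mathbf k$.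

For $R\in\mathcal A_{\le\mathbf m,\mathbf k}$ and $0\le\mathbf l\le\mathbf k$ let $L_{\mathbf l}(R)$ be the limit in the definition of the slope: it is $\mathrm{in}_SR$, for $S$ the set of the first $l_i$ variables of each color $i$, if $\deg_{\mathbf l}R=\mathbf m\cdot\mathbf l$, and $0$ if $\deg_{\mathbf l}R<\mathbf m\cdot\mathbf l$. Put $L_{\mathbf l}(R)=0$ for $\mathbf l\not\le\mathbf k$. Since $\zeta(\infty)=1$, (E3) shows that $L_{\mathbf l}(R)$ is the part of $\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R)$ of first degree $\mathbf m\cdot\mathbf l$. By Lemma~\ref{lem:exp}, $L_{\mathbf l}(R)\in\mathcal A_{\mathbf l}\otimes\mathcal A_{\mathbf k-\mathbf l}$. We have $L_0(R)=1\otimes R$, and $L_{\mathbf k}(R)=R\otimes1$ for $R\in\mathcal B_{\mathbf m,\mathbf k}$.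

\begin{lemma}\label{lem:Lslope}
Let $R\in\mathcal A_{\le\mathbf m,\mathbf k}$. Then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{\le\mathbf m,\mathbf k-\mathbf l}$. If $L_{\mathbf l'}(R)=0$ for all $\mathbf l'\gneq\mathbf l$, then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m,\mathbf k-\mathbf l}$. If $R\in\mathcal B_{\mathbf m,\mathbf k}$, then $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$.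
\end{lemma}

\begin{proof}
Assume $L_{\mathbf l}(R)=\mathrm{in}_SR\ne0$ and write it as $\sum b_i\otimes r_i$, with linearly independent $b_i\in\mathcal A_{\mathbf l,\mathbf m\cdot\mathbf l}$ and linearly independent $r_i\in\mathcal A_{\mathbf k-\mathbf l}$. Let $\emptyset\ne S'\subset S$ have weight $\mathbf l'$. As the $r_i$ are independent functions of the variables outside $S$, the leading terms of the $b_ir_i$ in $S'$ cannot cancel, and Lemma~\ref{lem:nested} gives $\max_i\deg_{S'}b_i=\deg_{S'}\mathrm{in}_SR\le\deg_{\mathbf l'}R\le\mathbf m\cdot\mathbf l'$. So $b_i\in\mathcal B_{\mathbf m,\mathbf l}$. Let $S''\ne\emptyset$ be disjoint from $S$, of weight $\mathbf l''$, and $S'=S\sqcup S''$. Independence of the $b_i$, which are homogeneous of the same degree, gives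
\[
\mathbf m\cdot\mathbf l+\max_i\deg_{S''}r_i=\deg_{S'}\mathrm{in}_SR\le\deg_{\mathbf l+\mathbf l''}R\le\mathbf m\cdot(\mathbf l+\mathbf l''),
\]
and the last inequality is strict if $L_{\mathbf l+\mathbf l''}(R)=0$. If $R\in\mathcal B_{\mathbf m,\mathbf k}$, the $r_i$ can be chosen of degree $\mathbf m\cdot(\mathbf k-\mathbf l)$.
\end{proof}

\begin{lemma}\label{lem:Lmult}
$\mathcal A_{\le\mathbf m}$ and $\mathcal B^+_{\mathbf m}$ are subalgebras, and $L_{\mathbf l}(R*R')=\sum_{\mathbf l_1+\mathbf l_2=\mathbf l}L_{\mathbf l_1}(R)L_{\mathbf l_2}(R')$ for $R,R'\in\mathcal A_{\le\mathbf m}$, with the twisted product \eqref{eq:twist} on $\mathcal A\otimes\mathcal A$.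
\end{lemma}

\begin{proof}
Scale a set $S$ of weight $\mathbf l$ by $\xi$ and sort the distributions in $R*R'$ by the weights $\mathbf l_1,\mathbf l_2$ of the scaled variables given to $R$ and $R'$. Such a distribution is a pair: a distribution of the scaled variables and one of the unscaled variables. After division by $\xi^{\mathbf m\cdot\mathbf l_1}\xi^{\mathbf m\cdot\mathbf l_2}$, the factors $R$ and $R'$ tend to $L_{\mathbf l_1}(R)=\sum a\otimes b$ and $L_{\mathbf l_2}(R')=\sum c\otimes d$. The $\zeta$'s between two scaled or two unscaled variables do not change; summed over the pairs of distributions they produce $a*c$ and $b*d$. A scaled $x$ in $R$ and an unscaled $y$ in $R'$ give $\zeta(\infty)=1$. An unscaled $x$ of color $i$ in $R$ and a scaled $y$ of color $j$ in $R'$ give $\zeta_{ij}(0)=q^{-d_{ij}}$, in total $q^{-\langle\mathrm{wt}\,b,\mathrm{wt}\,c\rangle}$. So the limit exists and has the stated value. For $\mathcal B^+_{\mathbf m}$ note that $\mathbf k\mapsto\mathbf m\cdot\mathbf k$ is additive.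
\end{proof}

Thus $L=\sum_{\mathbf l}L_{\mathbf l}:\mathcal B^+_{\mathbf m}\to\mathcal B^+_{\mathbf m}\otimes\mathcal B^+_{\mathbf m}$ is an algebra map for the twisted product. The maps $L_{\mathbf l}$ also split off the part of slope exactly $\mathbf m$ from any element of slope $\le\mathbf m$.

\begin{proposition}\label{prop:split}
Multiplication $\mathcal B^+_{\mathbf m}\otimes\mathcal A_{<\mathbf m}\to\mathcal A_{\le\mathbf m}$ is a linear isomorphism.
\end{proposition}

\begin{proof}
Denote the multiplication by $\mu$. For $r\in\mathcal A_{<\mathbf m}$ we have $L_{\mathbf l}(r)=0$ if $\mathbf l\ne0$. So Lemma~\ref{lem:Lmult} gives $L_{\mathbf l'}(b*r)=L_{\mathbf l'}(b)(1\otimes r)$, and for $\tau\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m}$,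
\begin{equation}\label{eq:tri}
L_{\mathbf l'}(\mu(\tau))=0\ \text{ unless }\mathbf l'\le\mathbf l,\qquad L_{\mathbf l}(\mu(\tau))=\tau.
\end{equation}
Let $\tau=\sum\tau_{\mathbf l}\ne0$ with $\tau_{\mathbf l}\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m,\mathbf k-\mathbf l}$, and take $|\mathbf l|$ maximal with $\tau_{\mathbf l}\ne0$. By \eqref{eq:tri}, $L_{\mathbf l}(\mu(\tau))=\tau_{\mathbf l}\ne0$, so $\mu$ is injective.

Let $R\in\mathcal A_{\le\mathbf m,\mathbf k}$, $R\neq0$, and let $h$ be the largest $|\mathbf l|$ with $L_{\mathbf l}(R)\ne0$. If $h=0$, then $R\in\mathcal A_{<\mathbf m}$. Otherwise Lemma~\ref{lem:Lslope} gives $L_{\mathbf l}(R)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal A_{<\mathbf m}$ for $|\mathbf l|=h$, and by \eqref{eq:tri} the element $R-\sum_{|\mathbf l|=h}\mu(L_{\mathbf l}(R))$ is killed by all $L_{\mathbf l'}$ with $|\mathbf l'|\ge h$. Induction on $h$ gives surjectivity.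
\end{proof}

\subsection{Paths}

To iterate Proposition~\ref{prop:split} we lower $\mathbf m$ continuously: degrees are integers, so in bounded weight ``$<\mathbf m$'' is the same as ``$\le\mathbf m'$'' for $\mathbf m'$ slightly below $\mathbf m$. A \emph{path} is a continuous map $t\mapsto\mathbf m(t)$, $\mathbb R\to\mathbb R^n$, each coordinate of which increases strictly from $-\infty$ to $\infty$. Then $t\mapsto\mathbf m(t)\cdot\mathbf l$ is an increasing homeomorphism of $\mathbb R$ for each $0\ne\mathbf l\in\mathbb N^n$. If $\mathbf m'<\mathbf M$ in every coordinate, there is a piecewise linear path with $\mathbf m(0)=\mathbf m'$, $\mathbf m(1)=\mathbf M$. Put $\mathcal B^{>0}_{\mathbf m}=\bigoplus_{\mathbf k\ne0}\mathcal B_{\mathbf m,\mathbf k}$.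

\begin{corollary}\label{cor:factor}
For every path and every $t$, multiplication gives linear isomorphisms
\[
\bigoplus_{t\ge s_1>\dots>s_N}\mathcal B^{>0}_{\mathbf m(s_1)}\otimes\dots\otimes\mathcal B^{>0}_{\mathbf m(s_N)}\cong\mathcal A_{\le\mathbf m(t)},\qquad
\bigoplus_{s_1>\dots>s_N}\mathcal B^{>0}_{\mathbf m(s_1)}\otimes\dots\otimes\mathcal B^{>0}_{\mathbf m(s_N)}\cong\mathcal A,
\]
where the sums are over finite decreasing sequences, $N\ge0$.
\end{corollary}

\begin{proof}
Fix $(\mathbf k,d)$ with $\mathbf k\neq0$ and consider only weights $\le\mathbf k$. The set $T$ of $s$ with $\mathbf m(s)\cdot\mathbf l\in\mathbb Z$ for some $0\ne\mathbf l\le\mathbf k$ is closed and discrete, and $\mathcal B^{>0}_{\mathbf m(s)}$ vanishes in these weights for $s\notin T$. If $t'<t''$ and $(t',t'')\cap T=\emptyset$, then no integer lies strictly between $\mathbf m(t')\cdot\mathbf l$ and $\mathbf m(t'')\cdot\mathbf l$, so $\mathcal A_{<\mathbf m(t'')}=\mathcal A_{\le\mathbf m(t')}$ in these weights. Let $t_0=t$ and let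 $t_1>t_2>\cdots$ be the points of $T$ below $t$. Proposition~\ref{prop:split}, applied repeatedly, gives
\[
\mathcal B^+_{\mathbf m(t_0)}\otimes\dots\otimes\mathcal B^+_{\mathbf m(t_N)}\otimes\mathcal A_{\le\mathbf m(t_{N+1})}\cong\mathcal A_{\le\mathbf m(t)}
\]
in weights $\le\mathbf k$. In bidegree $(\mathbf k,d)$, if the last factor has bidegree $(\mathbf k',d')$ with $\mathbf k'\ne0$, then $d-\mathbf m(t)\cdot(\mathbf k-\mathbf k')\le d'\le\mathbf m(t_{N+1})\cdot\mathbf k'$. This is impossible for $N$ large, so the last factor reduces to $\mathbb C$. For such $N$ and all larger ones we obtain the first isomorphism in bidegree $(\mathbf k,d)$. The second follows since $\mathcal A=\bigcup_t\mathcal A_{\le\mathbf m(t)}$.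
\end{proof}

\section{The pairing and primitive elements}\label{sec:form}

The extreme case of $\Delta^\gg$, with one variable in each block, records all coefficients of $R$; we read it as a pairing of $R$ with words. For a word $Y'=e_{j_1,u'_1}\cdots e_{j_N,u'_N}$ of weight $\mathbf k$ and $R\in\mathcal A_{\mathbf k}$, take variables $z_s$ of color $j_s$ and put
\[
(R,Y')_\gg=\mathrm{CT}_{|z_1|\gg\dots\gg|z_N|}\ \frac{R(z_1,\dots,z_N)\prod_sz_s^{-u'_s}}{\prod_{s<s'}\zeta(z_s/z_{s'})},
\]
where $\mathrm{CT}$ is the constant term of the expansion. Let $(R,Y')_\ll$ be the constant term of the same function for $|z_1|\ll\dots\ll|z_N|$. For different weights both are $0$. It is not evident that these numbers respect the linear relations among the words $Y'$; this follows from symmetry.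

\begin{lemma}\label{lem:form}
$(\,,)_\gg$ and $(\,,)_\ll$ are well-defined symmetric bilinear forms on $\mathcal A$, for which different bidegrees $(\mathbf k,d)$ are orthogonal. The form $(\,,)_\gg$ is nondegenerate, and $(R,X*Y)_\gg=(\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R),X\otimes Y)_\gg$ for $R\in\mathcal A_{\mathbf k}$, $X\in\mathcal A_{\mathbf l}$, $Y\in\mathcal A_{\mathbf k-\mathbf l}$.
\end{lemma}

\begin{proof}
For a word $Y$ with exponents $u_p$, formula \eqref{eq:word} and the definition of $\rho$ give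
\[
(Y,Y')_\gg=\sum_\sigma\mathrm{CT}\ \prod_pz_{\sigma(p)}^{u_p}\prod_sz_s^{-u'_s}\prod_{s<s',\ \sigma^{-1}(s)>\sigma^{-1}(s')}\rho(z_s,z_{s'}),
\]
with $\rho(z_s,z_{s'})$ expanded in $z_{s'}/z_s$. Write $(Y',Y)_\gg$ in the same way with variables $y_p$, and substitute $y_p=1/z_{\sigma(p)}$ in the term of $\sigma^{-1}$; this preserves constant terms. The monomial $\prod_sy_{\sigma^{-1}(s)}^{u'_s}\prod_py_p^{-u_p}$ becomes the monomial above. A pair $p<p'$ with $s'=\sigma(p)>s=\sigma(p')$ contributes $\rho(y_p,y_{p'})=\rho(1/z_{s'},1/z_s)=\rho(z_s,z_{s'})$ by \eqref{eq:rho}, expanded in $y_{p'}/y_p=z_{s'}/z_s$. So $(Y,Y')_\gg=(Y',Y)_\gg$, and with the inverse ratios the same argument applies to $(\,,)_\ll$. The value depends on the first word only through its function, hence by symmetry also on the second; so the forms descend to $\mathcal A\times\mathcal A$. Expansions preserve the total degree, which gives orthogonality. If $(R,\cdot)_\gg=0$, all coefficients of an expansion of $R/\prod\zeta$ vanish, and $R=0$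 by (E1). For words $X,Y$ the product $X*Y$ is the concatenated word, and the last formula is Lemma~\ref{lem:exp}(b), iterated: expand first between the two blocks, then inside each.
\end{proof}

For $E=zw/(z-w)$ of Example~\ref{ex:sl3}, pairing with $e_{1,0}e_{2,1}$ takes the constant term of $z/(z-qw)$, which is $1$ for $|z|\gg|w|$ and $0$ for $|z|\ll|w|$; pairing with $e_{2,1}e_{1,0}$ takes that of $-z/(w-qz)$, which is $0$ for $|w|\gg|z|$ and $q^{-1}$ for $|w|\ll|z|$. Hence $(E,E)_\gg=\frac1{1-q^2}=-(E,E)_\ll$, the coefficient found in $[E,\omega(E)]$.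

A nondegenerate form need not remain nondegenerate on a subspace. Here the factorization shows that $\mathcal B^+_{\mathbf m}$ is orthogonal to a complement.

\begin{proposition}\label{prop:nondeg}
For $R\in\mathcal B_{\mathbf m,\mathbf k}$, $X\in\mathcal B_{\mathbf m,\mathbf l}$, $Y\in\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$ we have $(R,X*Y)_\gg=(L_{\mathbf l}(R),X\otimes Y)_\gg$. The form $(\,,)_\gg$ is nondegenerate on each $\mathcal B_{\mathbf m,\mathbf k}$.
\end{proposition}

\begin{proof}
Only the part of $\Delta^\gg_{\mathbf l,\mathbf k-\mathbf l}(R)$ of first degree $\deg X=\mathbf m\cdot\mathbf l$ pairs with $X\otimes Y$, and it is $L_{\mathbf l}(R)$. Let $R\in\mathcal B_{\mathbf m,\mathbf k}$, $\mathbf k\ne0$, be orthogonal to $\mathcal B_{\mathbf m,\mathbf k}$. Take a path with $\mathbf m(t)=\mathbf m$. By Corollary~\ref{cor:factor}, $\mathcal A_{\mathbf k}$ is spanned by products $X=b_1*\dots*b_N$ with $b_i\in\mathcal B_{\mathbf m(s_i),\mathbf l_i}$, $\mathbf l_i\ne0$, $s_1>\dots>s_N$. Suppose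 $(R,X)_\gg\ne0$. The first degrees in $\Delta^\gg_{\mathbf l_1,\mathbf k-\mathbf l_1}(R)$ are at most $\mathbf m(t)\cdot\mathbf l_1$, so Lemma~\ref{lem:form} gives $\mathbf m(s_1)\cdot\mathbf l_1\le\mathbf m(t)\cdot\mathbf l_1$; thus $s_1\le t$ and all $s_i\le t$. The degrees of $X$ and $R$ agree, $\sum\mathbf m(s_i)\cdot\mathbf l_i=\sum\mathbf m(t)\cdot\mathbf l_i$, which forces $s_i=t$ for all $i$. Then $N=1$ and $X\in\mathcal B_{\mathbf m,\mathbf k}$, a contradiction. So $R$ is orthogonal to $\mathcal A$, and $R=0$.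
\end{proof}

An element $P\in\mathcal B_{\mathbf m,\mathbf k}$, $\mathbf k\ne0$, is \emph{primitive} if $L_{\mathbf l}(P)=0$ for all $\mathbf l\ne0,\mathbf k$, that is, $L(P)=P\otimes1+1\otimes P$. Since $L_{\mathbf l}(P)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\mathbf k-\mathbf l}$, where the form is nondegenerate, Proposition~\ref{prop:nondeg} shows:
\begin{equation}\label{eq:primperp}
P\text{ is primitive}\iff P\perp\sum_{0\ne\mathbf l\lneq\mathbf k}\mathcal B_{\mathbf m,\mathbf l}*\mathcal B_{\mathbf m,\mathbf k-\mathbf l}.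
\end{equation}

\begin{corollary}\label{cor:pi}
Let $\beta_1,\dots,\beta_r\in\mathbb N^n$ be as in {\rm(Q)}, let $E_s\in\mathcal B_{\mathbf m,\beta_s}$ be primitive with $(E_s,E_s)_\gg\ne0$, and let $\pi:\mathcal F\to\mathcal B^+_{\mathbf m}$ be the algebra map $\theta_s\mapsto E_s$. Then $L\circ\pi=(\pi\otimes\pi)\circ\Delta_{\mathcal F}$ and $\ker\pi\subset J$. If $\pi$ is surjective, then $\ker\pi=J$.
\end{corollary}

\begin{proof}
Both sides of the first identity are algebra maps for the twisted product that agree on the $\theta_s$. With Proposition~\ref{prop:nondeg} it follows that $(x,y)=(\pi x,\pi y)_\gg$ satisfies the hypotheses of Lemma~\ref{lem:rad}. So $\ker\pi\subset\mathrm{rad}=J$. If $\pi$ is surjective and $x\in\mathrm{rad}$, then $\pi x$ is orthogonal to $\mathcal B^+_{\mathbf m}$, so $\pi x=0$.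
\end{proof}

\section{Commuting the two halves}\label{sec:comm}

By (T), a product $X\omega(Q)$ with $X,Q\in\mathcal A$ can be reordered. We compute the result in terms of $\Delta^\gg(X)$, $\Delta^\ll(Q)$ and the two pairings. In general all modes $\varphi^\pm_{i,\pm r}$ appear. For $X,Q\in\mathcal B^+_{\mathbf m}$ the slope conditions on $X$ and on $Q$ bound the same degrees from opposite sides, and only leading terms and zero modes survive.

\begin{lemma}\label{lem:onef}
For $X\in\mathcal A_{\mathbf k}$ let $X^{\mathrm L}_i(w)=\Delta^\gg_{\mathbf e_i,\mathbf k-\mathbf e_i}(X)$ and $X^{\mathrm R}_i(w)=\Delta^\gg_{\mathbf k-\mathbf e_i,\mathbf e_i}(X)$, regarded as series in the single variable $w$ of the block of weight $\mathbf e_i$, with coefficients in $\mathcal A_{\mathbf k-\mathbf e_i}$ (zero if $k_i=0$). Then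
\[
Xf_i(w)=f_i(w)X+\kappa_i\bigl(\varphi^+_i(w)X_i^{\mathrm L}(w)-X_i^{\mathrm R}(w)\varphi_i^-(w)\bigr).
\]
\end{lemma}

\begin{proof}
The coefficient of $z^{-u}$ in \eqref{eq:D2} is $[e_{j,u},f_i(w)]=\delta_{ij}\kappa_iw^u(\varphi_i^+(w)-\varphi_i^-(w))$. So for a word $X$, $[X,f_i(w)]$ is the sum over the positions $p$ of color $i$ of the word with its $p$-th letter replaced by $\kappa_iw^{u_p}(\varphi_i^+(w)-\varphi_i^-(w))$. By \eqref{eq:D1} and \eqref{eq:rho}, $e_j(z)\varphi_i^+(w)=\rho(w,z)\varphi_i^+(w)e_j(z)$, expanded in $z/w$, and $\varphi_i^-(w)e_j(z)=\rho(z,w)e_j(z)\varphi^-_i(w)$, expanded in $w/z$; and multiplying $e_j(z)$ by $z$ replaces $e_{j,u}$ by $e_{j,u+1}$. Moving $\varphi^+_i(w)$ to the far left yields $\prod_{p'<p}\rho(w,x_{p'})$, the factor in \eqref{eq:Dword} when $p$ forms the first block. Moving $\varphi_i^-(w)$ to the far right yields $\prod_{p'>p}\rho(x_{p'},w)$, the factor when $p$ forms the last block.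
\end{proof}

Moving $X$ past a product $f_{j_1}(w_1)\cdots f_{j_N}(w_N)$, each $f$ turns into $\varphi^+$, survives, or turns into $\varphi^-$; let $A,B,C$ be the corresponding sets of indices, of weights $\mathbf a=\sum_{p\in A}\mathbf e_{j_p}$, $\mathbf b$, $\mathbf c$. For $R\in\mathcal A_{\mathbf a}$ let $\mathcal E^\gg_A(R)$ be the expansion of $R(w_A)/\prod_{p<p'\in A}\zeta(w_p/w_{p'})$ with $|w_p|\gg|w_{p'}|$ for $p<p'$, and let $\mathcal E^\ll_A(R)$ be its expansion with $|w_p|\ll|w_{p'}|$. The coefficients of these series are the pairings $(R,Y)_\gg$ and $(R,Y)_\ll$ with the words $Y$ of colors $(j_p)_{p\in A}$. For $X\in\mathcal A_{\mathbf k}$ put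
\[
X_{A,C}=(\mathcal E^\gg_A\otimes1\otimes\mathcal E^\ll_C)\,\Delta^\gg_{\mathbf a,\mathbf k-\mathbf a-\mathbf c,\mathbf c}(X),
\]
a series in $w_A,w_C$ with coefficients in $\mathcal A_{\mathbf k-\mathbf a-\mathbf c}$, zero if $\mathbf a+\mathbf c\not\le\mathbf k$. Let $\varphi_A^+=\prod_{p\in A}\varphi^+_{j_p}(w_p)$, $\varphi^-_C=\prod_{p\in C}\varphi^-_{j_p}(w_p)$, let $f_B$ be the product of the $f_{j_p}(w_p)$, $p\in B$, in increasing order, and let $H$ be the product of the $\rho(w_p,w_{p'})$ over the pairs $p<p'$ in $(B\times A)\cup(C\times A)\cup(C\times B)$, expanded for $|w_A|\gg|w_B|\gg|w_C|$.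

\begin{lemma}\label{lem:manyf}
For $X\in\mathcal A_{\mathbf k}$,
\[
Xf_{j_1}(w_1)\cdots f_{j_N}(w_N)=\sum_{A\sqcup B\sqcup C=\{1,\dots,N\}}(-1)^{|C|}\kappa_{\mathbf a+\mathbf c}\;H\,\varphi^+_A\,f_B\,X_{A,C}\,\varphi^-_C .
\]
\end{lemma}

\begin{proof}
We may take $X$ homogeneous. First, each coefficient on the right is a finite sum. The total $w_A$-degrees in $\varphi_A^+$ and $H$ are $\le0$, and in $X_{A,C}$ they are bounded above by Lemma~\ref{lem:exp}(c); the total $w_C$-degrees in $\varphi^-_C$ and $H$ are $\ge0$, and in $X_{A,C}$ they are bounded below. So a given monomial in $w$ involves finitely many values of these degrees. For fixed values, $\varphi_A^+$, $\varphi_C^-$ and $H$ have finitely many monomials, and once these are chosen the monomials taken from $X_{A,C}$ and $f_B$ are determined.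

We use induction on $N$, the case $N=0$ being $X=X$. Multiply the formula for $N$ on the right by $f_j(w)$, with $j=j_{N+1}$, $w=w_{N+1}$. By \eqref{eq:D1} and \eqref{eq:rho},
\[
\varphi^-_{j_p}(w_p)f_j(w)=\rho(w_p,w)f_j(w)\varphi^-_{j_p}(w_p),\qquad f_{j_p}(w_p)\varphi_j^+(w)=\rho(w_p,w)\varphi_j^+(w)f_{j_p}(w_p),
\]
both expanded in $w_p/w$. Moving $\varphi_C^-$ to the right of $f_j(w)$ gives the factor $\Pi=\prod_{p\in C}\rho(w_p,w)$. Now apply Lemma~\ref{lem:onef} to the coefficients of $X_{A,C}$.

The term $f_j(w)X_{A,C}$ gives the summand with $N+1\in B$, and $\Pi$ is the new $C\times B$ part of $H$.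

The term with $\kappa_j\varphi_j^+(w)$ gives the summand with $N+1\in A$. Moving $\varphi^+_j(w)$ to the left past $f_B$ produces the new $B\times A$ part of $H$, and $\Pi$ is the new $C\times A$ part. By Lemma~\ref{lem:exp}(b), used twice, applying $(\cdot)^{\mathrm L}_j$ to the middle factor of $\Delta^\gg_{\mathbf a,\mathbf k-\mathbf a-\mathbf c,\mathbf c}(X)$ is the same as applying $\Delta^\gg_{\mathbf a,\mathbf e_j}$ to the first factor of $\Delta^\gg_{\mathbf a+\mathbf e_j,\mathbf k-\mathbf a-\mathbf e_j-\mathbf c,\mathbf c}(X)$; and $(\mathcal E^\gg_A\otimes1)\Delta^\gg_{\mathbf a,\mathbf e_j}=\mathcal E^\gg_{A\cup\{N+1\}}$ by (E2).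

The term with $-\kappa_j\varphi_j^-(w)$ gives the summand with $N+1\in C$, for which $H$ has no new factor. In the same way, $(\cdot)^{\mathrm R}_j$ on the middle factor amounts to $\Delta^\gg_{\mathbf e_j,\mathbf c}$ on the last factor $R$ of $\Delta^\gg_{\mathbf a,\mathbf k-\mathbf a-\mathbf c-\mathbf e_j,\mathbf c+\mathbf e_j}(X)$. Now $(1\otimes\mathcal E^\ll_C)\Delta^\gg_{\mathbf e_j,\mathbf c}(R)$ is the expansion of $R$ divided by $\prod_{p<p'\in C}\zeta(w_p/w_{p'})\prod_{p\in C}\zeta(w/w_p)$, in the region where variables with larger index in $C\cup\{N+1\}$ are larger. Multiplying by $\Pi=\prod_{p\in C}\zeta(w/w_p)/\zeta(w_p/w)$, expanded in the same region, gives $\mathcal E^\ll_{C\cup\{N+1\}}(R)$ by (E1).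
\end{proof}

We pass from words in the $f$'s to $\omega(Q)$. As the $\varphi$'s commute, $\varphi_A^+=\sum_\tau h_\tau s_\tau(w_A)$ and $\varphi_C^-=\sum_{\tau'}h'_{\tau'}s'_{\tau'}(w_C)$, where $h_\tau,h'_{\tau'}$ are monomials in the modes of the $\varphi$'s, $s_\tau$ is the sum of the monomials in an orbit of the color-preserving permutations, of degree $-r_\tau\le0$, and $s'_{\tau'}$ is such a sum of degree $r'_{\tau'}\ge0$. These data depend only on $\mathbf a$ and $\mathbf c$; there are finitely many terms in each degree, and the terms of degree $0$ are $K_{\mathbf a}\cdot1$ and $K_{\mathbf c}^{-1}\cdot1$.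

\begin{proposition}\label{prop:cross}
Let $X\in\mathcal A_{\mathbf k}$ and $Q\in\mathcal A_{\mathbf l}$ be homogeneous. For $\mathbf a+\mathbf b+\mathbf c=\mathbf l$ with $\mathbf a+\mathbf c\le\mathbf k$ write $\Delta^\gg_{\mathbf a,\mathbf k-\mathbf a-\mathbf c,\mathbf c}(X)=\sum X'\otimes X''\otimes X'''$ and $\Delta^\ll_{\mathbf a,\mathbf b,\mathbf c}(Q)=\sum Q'\otimes Q''\otimes Q'''$ with homogeneous factors. Then
\[
X\,\omega(Q)=\sum_{\mathbf a,\mathbf b,\mathbf c}(-1)^{|\mathbf c|}\kappa_{\mathbf a+\mathbf c}\sum\ (X's_\tau,Q')_\gg\,(X'''s'_{\tau'},Q''')_\ll\;h_\tau\,\omega(Q'')\,X''\,h'_{\tau'} ,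
\]
and only finitely many summands are nonzero.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:numer}, $X's_\tau$ and $X'''s'_{\tau'}$ lie in $\mathcal A$, so the pairings are defined. For fixed $\mathbf a,\mathbf b,\mathbf c$ define $\Xi$ on $\mathcal A_{\mathbf a}\otimes\mathcal A_{\mathbf b}\otimes\mathcal A_{\mathbf c}$ by
\[
\Xi(Y'\otimes Y''\otimes Y''')=\sum(X's_\tau,Y')_\gg\,(X'''s'_{\tau'},Y''')_\ll\;h_\tau\,\omega(Y'')\,X''\,h'_{\tau'}.
\]
For homogeneous arguments a nonzero summand has $\deg Y'=\deg X'-r_\tau$ and $\deg Y'''=\deg X'''+r'_{\tau'}$, while Lemma~\ref{lem:exp}(c) gives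
\begin{equation}\label{eq:boundX}
\deg X'\le\deg_{\mathbf a}X,\qquad\deg X'''\ge\deg X-\deg_{\mathbf k-\mathbf c}X.
\end{equation}
So the sum is finite, $\Xi$ is a well-defined linear map by Lemma~\ref{lem:form}, and $\Xi=0$ unless $\deg Y'\le\deg_{\mathbf a}X$ and $\deg Y'''\ge\deg X-\deg_{\mathbf k-\mathbf c}X$.

Both sides of the formula are linear in $Q$, so let $Q=e_{j_1,u_1}\cdots e_{j_N,u_N}$. Then $\omega(Q)=f_{j_1,-u_1}\cdots f_{j_N,-u_N}$ is the constant term of $\prod_pw_p^{-u_p}f_{j_1}(w_1)\cdots f_{j_N}(w_N)$. Insert Lemma~\ref{lem:manyf} and expand $H=\sum_\eta H_\eta w^\eta$. Let $Y_A,Y_B,Y_C$ be the words formed by the positions in $A,B,C$ with exponents $u_p-\eta_p$. The constant term in $w_B$ turns $f_B$ into $\omega(Y_B)$. Since $s_\tau\mathcal E^\gg_A(X')=\mathcal E^\gg_A(X's_\tau)$, the constant term in $w_A$ gives $(X's_\tau,Y_A)_\gg$, and that in $w_C$ gives $(X'''s'_{\tau'},Y_C)_\ll$. So $(A,B,C,\eta)$ contributes $(-1)^{|\mathbf c|}\kappa_{\mathbf a+\mathbf c}H_\eta\,\Xi(Y_A\otimes Y_B\otimes Y_C)$.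

Put $x_p=1/w_p$. The pairs in $H$ are the $p<p'$ with $p$ in a later block than $p'$ for the order $A,B,C$; by \eqref{eq:rho}, $\rho(w_p,w_{p'})=\rho(x_{p'},x_p)$; the region is $|x_A|\ll|x_B|\ll|x_C|$; and $w^\eta=x^{-\eta}$ lowers the exponents by $\eta$. By \eqref{eq:Dword}, $\sum_{A,B,C,\eta}H_\eta\,Y_A\otimes Y_B\otimes Y_C=\Delta^\ll_{\mathbf a,\mathbf b,\mathbf c}(Q)$. The regrouping concerns finitely many terms: $\deg Y_A\ge\sum_{p\in A}u_p$ and $\deg Y_C\le\sum_{p\in C}u_p$ because $H$ is a power series in $w_B/w_A$, $w_C/w_A$, $w_C/w_B$, so $\Xi$ is nonzero on finitely many tridegrees, each involving finitely many $\eta$.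
\end{proof}

\begin{proposition}\label{prop:prim}
Let $P\in\mathcal B_{\mathbf m,\mathbf k}$ be primitive and $Q\in\mathcal B_{\mathbf m,\mathbf l}$, $\mathbf l\ne0$.
\begin{enumerate}
\item[(i)] If $\mathbf l=\mathbf k$, then $[P,\omega(Q)]=\kappa_{\mathbf k}(P,Q)_\gg\,(K_{\mathbf k}-K_{\mathbf k}^{-1})$.
\item[(ii)] If $\mathbf l\ne\mathbf k$, and either $\mathbf l\not\ge\mathbf k$ or $Q$ is primitive, then $[P,\omega(Q)]=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Apply Proposition~\ref{prop:cross} with $X=P$. By \eqref{eq:boundX} and the slope of $P$, $\deg P'\le\mathbf m\cdot\mathbf a$ and $\deg P'''\ge\mathbf m\cdot\mathbf k-\mathbf m\cdot(\mathbf k-\mathbf c)=\mathbf m\cdot\mathbf c$. By Lemma~\ref{lem:exp}(c) for $\Delta^\ll$ and the slope of $Q$, $\deg Q'\ge\mathbf m\cdot\mathbf l-\deg_{\mathbf b+\mathbf c}Q\ge\mathbf m\cdot\mathbf a$ and $\deg Q'''\le\deg_{\mathbf c}Q\le\mathbf m\cdot\mathbf c$. A nonzero summand therefore has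
\[
\mathbf m\cdot\mathbf a\le\deg Q'=\deg P'-r_\tau\le\mathbf m\cdot\mathbf a,\qquad \mathbf m\cdot\mathbf c\ge\deg Q'''=\deg P'''+r'_{\tau'}\ge\mathbf m\cdot\mathbf c ,
\]
so $r_\tau=r'_{\tau'}=0$, $h_\tau=K_{\mathbf a}$, $h'_{\tau'}=K_{\mathbf c}^{-1}$, $\deg P'=\deg Q'=\mathbf m\cdot\mathbf a$ and $\deg P'''=\deg Q'''=\mathbf m\cdot\mathbf c$. By Lemmas~\ref{lem:exp}(b) and~\ref{lem:Lslope}, the component of $\Delta^\gg(P)$ with these degrees is $(1\otimes L_{\mathbf k-\mathbf a-\mathbf c})L_{\mathbf a}(P)$. As $P$ is primitive, it vanishes unless $\mathbf a=\mathbf k$ (and then $\mathbf c=0$), or $\mathbf a=0$ and $\mathbf c\in\{0,\mathbf k\}$. The three components are $P\otimes1\otimes1$, $1\otimes P\otimes1$, $1\otimes1\otimes P$. The case $\mathbf a=\mathbf c=0$ contributes $\omega(Q)P$; the other two make up the commutator and require $\mathbf k\le\mathbf l$.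

(ii) If $\mathbf l\not\ge\mathbf k$ there is nothing left. Let $\mathbf l\gneq\mathbf k$ and $Q$ be primitive. For $\mathbf a=\mathbf k$ we need the component of $\Delta^\ll_{\mathbf k,\mathbf l-\mathbf k,0}(Q)$ of degree $\mathbf m\cdot(\mathbf l-\mathbf k)$ in the second block, which is the large one. By Lemma~\ref{lem:exp}(c) these degrees are at most $\deg_{\mathbf l-\mathbf k}Q$, which is $<\mathbf m\cdot(\mathbf l-\mathbf k)$ since $L_{\mathbf l-\mathbf k}(Q)=0$. For $\mathbf c=\mathbf k$ we need the component of $\Delta^\ll_{0,\mathbf l-\mathbf k,\mathbf k}(Q)$ of degree $\mathbf m\cdot\mathbf k$ in the last block, and $\deg_{\mathbf k}Q<\mathbf m\cdot\mathbf k$ since $L_{\mathbf k}(Q)=0$. Both vanish.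

(i) For $\mathbf l=\mathbf k$ we obtain $[P,\omega(Q)]=\kappa_{\mathbf k}(P,Q)_\gg K_{\mathbf k}+cK_{\mathbf k}^{-1}$ with the scalar $c=(-1)^{|\mathbf k|}\kappa_{\mathbf k}(P,Q)_\ll$. Applying $\varepsilon$, which kills the commutator, gives $c=-\kappa_{\mathbf k}(P,Q)_\gg$.
\end{proof}

\section{The character of $\mathcal B^+_{\mathbf m}$}\label{sec:char}

\subsection{Exponents depend only on weight and degree}

We work in $\mathbb Z((y^{-1}))[[x_1,\dots,x_n]]$. Consider products $\prod_{\mathbf k\ne0,\,d}(1-x^{\mathbf k}y^d)^{-p(\mathbf k,d)}$ with integers $p(\mathbf k,d)$ that vanish for $d\gg0$ for each $\mathbf k$. They converge, and they determine their exponents: the coefficient of $x^{\mathbf k}$ is $\sum_dp(\mathbf k,d)y^d$ plus terms determined by the $p(\mathbf k',\cdot)$ with $|\mathbf k'|<|\mathbf k|$. Let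
\[
\chi_{\mathbf m}=\sum_{\mathbf k}\dim\mathcal B_{\mathbf m,\mathbf k}\;x^{\mathbf k}y^{\mathbf m\cdot\mathbf k}=\prod_{\mathbf k\ne0,\ \mathbf m\cdot\mathbf k\in\mathbb Z}(1-x^{\mathbf k}y^{\mathbf m\cdot\mathbf k})^{-p_{\mathbf m}(\mathbf k)},
\]
where the integers $p_{\mathbf m}(\mathbf k)$ are defined by the second equality, inductively on $|\mathbf k|$. The dimensions jump with $\mathbf m$, as in Example~\ref{ex:sl3}, but the exponents do not (Figure~\ref{fig:paths}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]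
\begin{scope}
\clip (-0.6,-0.9) rectangle (2.5,1.4);
\foreach \i in {0,1,2} \draw[gray] (\i,-1)--(\i,2);
\foreach \j in {0,1} \draw[gray] (-1,\j)--(3,\j);
\foreach \s in {-1,0,2,3} \draw[gray] (-1,{\s+1})--(3,{\s-3});
\draw[very thick] (-1,2)--(3,-2);
\draw[thick,dashed] (-0.6,-0.6)--(0.5,0.5)--(2,1);
\draw[thick,dotted] (0.1,-0.9)--(2,1);
\end{scope}
\fill (0.5,0.5) circle (1.3pt) node[above right] {$(\frac12,\frac12)$};
\fill (1,0) circle (1.3pt) node[below right,xshift=8pt] {$(1,0)$};
\fill (2,1) circle (1.3pt) node[above right] {$\mathbf M$};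
\end{tikzpicture}
\caption{The plane of slopes $\mathbf m=(m_1,m_2)$ for $\mathfrak{sl}_3$. The solid lines are those on which $m_1$, $m_2$ or $m_1+m_2$ is an integer; the thick one is $m_1+m_2=1$. Two increasing paths ending at $\mathbf M=(2,1)$ each cross the thick line once: at $(\frac12,\frac12)$, where $\mathfrak g_{\mathbf m}\cong\mathfrak{sl}_2$, and at $(1,0)$, where $\mathfrak g_{\mathbf m}=\mathfrak{sl}_3$. Both paths factor the same space $\mathcal A_{\le\mathbf M}$.}\label{fig:paths}
\end{figure}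

\begin{lemma}\label{lem:pindep}
$p_{\mathbf m}(\mathbf k)$ depends only on $\mathbf k$ and $d=\mathbf m\cdot\mathbf k$. Writing it $p(\mathbf k,d)$, we have $p(\mathbf k,d+\mathbf u\cdot\mathbf k)=p(\mathbf k,d)$ for $\mathbf u\in\mathbb Z^n$.
\end{lemma}

\begin{proof}
Let $\mathbf m'\cdot\mathbf k=\mathbf m''\cdot\mathbf k=d$, and choose $\mathbf M$ larger than $\mathbf m'$ and $\mathbf m''$ in every coordinate. The character $\mathrm{ch}\,\mathcal A_{\le\mathbf M}=\sum\dim\mathcal A_{\le\mathbf M,\mathbf l,e}\,x^{\mathbf l}y^e$ lies in our ring. For a path with $\mathbf m(1)=\mathbf M$, Corollary~\ref{cor:factor} gives $\mathrm{ch}\,\mathcal A_{\le\mathbf M}=\prod_{s\le1}\chi_{\mathbf m(s)}$. For each $\mathbf l\ne0$ and each integer $e\le\mathbf M\cdot\mathbf l$ there is exactly one $s\le1$ with $\mathbf m(s)\cdot\mathbf l=e$, so this is a product of the form above, in which $(1-x^{\mathbf l}y^e)^{-1}$ has exponent $p_{\mathbf m(s)}(\mathbf l)$. A path through $\mathbf m'$ gives the exponent $p_{\mathbf m'}(\mathbf k)$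 for $(\mathbf k,d)$, a path through $\mathbf m''$ gives $p_{\mathbf m''}(\mathbf k)$, and uniqueness makes them equal. Finally, $R\mapsto R\prod_{i,a}z_{ia}^{u_i}$ is an automorphism of $\mathcal A$, sending $e_{i,e}$ to $e_{i,e+u_i}$; it raises $\deg_{\mathbf l}$ by $\mathbf u\cdot\mathbf l$ and so maps $\mathcal B_{\mathbf m,\mathbf l}$ onto $\mathcal B_{\mathbf m+\mathbf u,\mathbf l}$.
\end{proof}

Thus $p(\mathbf k,d)$ depends only on $d$ modulo $\gcd(\mathbf k)$. The class of $0$ is computed at $\mathbf m=0$. The other classes are met by no integral $\mathbf m$, and for them we choose $\mathbf m$ so that $\mathcal B^+_{\mathbf m}$ has as few weights as possible.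

\subsection{The slope $\mathbf m=0$}

Here the candidates for generators, the $e_{i,0}$, are known, and what must be excluded is a further primitive element $P$. Proposition~\ref{prop:prim}(i) makes $P$ act nontrivially on some finite-dimensional module, and (ii) makes it act trivially on all of them.

\begin{lemma}\label{lem:zero}
$\mathcal B^+_{\mathbf 0}$ is generated by the $e_{i,0}$ and is isomorphic to $U_q^+(\mathfrak g)$. Hence $p(\mathbf k,0)=1$ if $\mathbf k\in\Phi^+$ and $p(\mathbf k,0)=0$ otherwise.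
\end{lemma}

\begin{proof}
Let $P\in\mathcal B_{\mathbf 0,\mathbf k}$ be primitive with $|\mathbf k|\ge2$, and suppose $P\ne0$. By Proposition~\ref{prop:nondeg} there is $Q\in\mathcal B_{\mathbf 0,\mathbf k}$ with $(P,Q)_\gg\ne0$, so $[P,\omega(Q)]=c(K_{\mathbf k}-K_{\mathbf k}^{-1})$ with $c\ne0$. Choose $i_0$ with $k_{i_0}>0$ and let $V\ni v$ be as in (M) for $i_0$. Then $K_{\mathbf k}v=q^{d_{i_0}k_{i_0}}v$ with $q^{d_{i_0}k_{i_0}}\ne\pm1$, so the commutator, and therefore $P$, acts on $V$ by a nonzero operator.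

On the other hand $e_{i,0}\in\mathcal B_{\mathbf 0,\mathbf e_i}$ and $\mathbf e_i\not\ge\mathbf k$, so $P$ commutes with every $f_{i,0}=\omega(e_{i,0})$ by Proposition~\ref{prop:prim}(ii). As $\sum_ik_i\langle\mathbf e_i,\mathbf k\rangle=\langle\mathbf k,\mathbf k\rangle>0$, the integer $a=\sum_jc_{ij}k_j=\langle\mathbf e_i,\mathbf k\rangle/d_i$ is positive for some $i$, and $K_iPK_i^{-1}=q_i^aP$. Regard $V$ as a $U_{q_i}(\mathfrak{sl}_2)$-module through $e_{i,0},f_{i,0},K_i$. Lemma~\ref{lem:sl2} gives $P=0$ on $V$, a contradiction.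

By \eqref{eq:primperp}, for $|\mathbf k|\ge2$ the span of the products of elements of smaller nonzero weights has zero orthogonal complement in the finite-dimensional space $\mathcal B_{\mathbf 0,\mathbf k}$, so it is the whole space. By induction $\mathcal B^+_{\mathbf 0}$ is generated by the $\mathcal B_{\mathbf 0,\mathbf e_i}=\mathbb Ce_{i,0}$. These elements are primitive and $(e_{i,0},e_{i,0})_\gg=1$. Corollary~\ref{cor:pi} for the base $\mathbf e_1,\dots,\mathbf e_n$ gives $\mathcal B^+_{\mathbf 0}\cong U_q^+(\mathfrak g)$, and (Q) gives the character.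
\end{proof}

\subsection{Generic slopes on a hyperplane}

For generic $\mathbf m$ with $\mathbf m\cdot\mathbf k=d$ there are no elements like $f_{i,0}$ to commute with. Instead, an element of smallest weight $\mathbf l$ is automatically primitive and generates a copy of a quantum $\mathfrak{sl}_2$ with ``root'' $\mathbf l$. On the modules of (M) its highest weights $2d_il_i/\langle\mathbf l,\mathbf l\rangle$ must be integers, as they are for a root, where they are the coordinates of the coroot. This integrality fails when $\gcd(\mathbf l)>1$.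

\begin{lemma}\label{lem:generic}
If $g=\gcd(\mathbf k)$ does not divide $d$, then $p(\mathbf k,d)=0$.
\end{lemma}

\begin{proof}
In the hyperplane $\{\mathbf m:\mathbf m\cdot\mathbf k=d\}$ the subsets $\{\mathbf m\cdot\mathbf l=e\}$, for $\mathbf l\in\mathbb N^n\setminus\mathbb Q\mathbf k$ and $e\in\mathbb Z$, are countably many proper affine subspaces, so they do not cover it. Take $\mathbf m$ outside all of them. If $\mathbf l\ne0$ and $\mathcal B_{\mathbf m,\mathbf l}\ne0$, then $\mathbf m\cdot\mathbf l\in\mathbb Z$, so $\mathbf l=j\mathbf l'$ with $\mathbf l'=\mathbf k/g$, $j\ge1$ an integer and $jd/g\in\mathbb Z$; as $g\nmid d$, we have $j>1$. We show that there is no such $\mathbf l$. Then $\chi_{\mathbf m}=1$ and $p(\mathbf k,d)=p_{\mathbf m}(\mathbf k)=0$.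

Otherwise take $j$ minimal. By Lemma~\ref{lem:Lslope}, every element of $\mathcal B_{\mathbf m,\mathbf l}$ is primitive. By Propositions~\ref{prop:nondeg} and~\ref{prop:prim}(i) there are $E\in\mathcal B_{\mathbf m,\mathbf l}$ and $F\in\omega(\mathcal B_{\mathbf m,\mathbf l})$ with $[E,F]=K_{\mathbf l}-K_{\mathbf l}^{-1}$, and $K_{\mathbf l}F=q^{-b}FK_{\mathbf l}$ with $b=\langle\mathbf l,\mathbf l\rangle>0$. Let $V\ni v$ be as in (M) for some $i$. Then $Ev=0$ and $K_{\mathbf l}v=q^av$ with $a=d_il_i$. The vectors $F^sv$ lie in eigenspaces of $K_{\mathbf l}$ for the distinct eigenvalues $q^{a-sb}$, and $\dim V<\infty$; so there is $s\ge0$ with $F^sv\ne0=F^{s+1}v$. From $EF^{s+1}v=\sum_{h=0}^sF^{s-h}[E,F]F^hv$ we get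
\[
0=\sum_{h=0}^s\bigl(q^{a-hb}-q^{-a+hb}\bigr)F^sv=\frac{q^{(s+1)b}-1}{q^b-1}\,\bigl(q^{a-sb}-q^{-a}\bigr)F^sv,
\]
so $2a=sb$. Thus $j^2\langle\mathbf l',\mathbf l'\rangle$ divides $2d_ijl'_i$, that is, $j\langle\mathbf l',\mathbf l'\rangle$ divides $2d_il'_i$, for every $i$. But
\[
\langle\mathbf l',\mathbf l'\rangle=\sum_i2d_il_i'^2+2\sum_{i<i'}d_ic_{ii'}l'_il'_{i'}=\sum_i2d_il'_i\Bigl(l'_i+\sum_{i'>i}c_{ii'}l'_{i'}\Bigr),
\]
so $j\langle\mathbf l',\mathbf l'\rangle$ divides $\langle\mathbf l',\mathbf l'\rangle>0$, and $j=1$, a contradiction.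
\end{proof}

For $n=1$, $m=\frac12$, $l=2$ the argument reads $a=2d_1$, $b=8d_1$, and $2a=sb$ has no solution, in agreement with Example~\ref{ex:sl2}.

\begin{theorem}\label{thm:char}
For all $d\in\mathbb Z$, $p(\mathbf k,d)=1$ if $\mathbf k\in\Phi^+$ and $p(\mathbf k,d)=0$ otherwise. Hence for every $\mathbf m\in\mathbb R^n$
\[
\sum_{\mathbf k}\dim\mathcal B_{\mathbf m,\mathbf k}\;x^{\mathbf k}=\prod_{\boldsymbol\alpha\in\Phi^+,\ \mathbf m\cdot\boldsymbol\alpha\in\mathbb Z}\frac1{1-x^{\boldsymbol\alpha}}.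
\]
\end{theorem}

\begin{proof}
If $\gcd(\mathbf k)$ divides $d$, choose $\mathbf u\in\mathbb Z^n$ with $\mathbf u\cdot\mathbf k=d$; then $p(\mathbf k,d)=p(\mathbf k,0)$ by Lemma~\ref{lem:pindep}, and Lemma~\ref{lem:zero} applies. Otherwise $p(\mathbf k,d)=0$ by Lemma~\ref{lem:generic}, and $\mathbf k$ is not a root because $\gcd(\mathbf k)>1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{Generators.} The $\beta_s$ are linearly independent, and every element of $\Phi_{\mathbf m}\cap\Phi^+$ lies in $\sum\mathbb N\beta_t$. In particular $\beta_s$ is not a sum of two nonzero elements of $\sum\mathbb N\beta_t$. By Theorem~\ref{thm:char}, $\mathcal B_{\mathbf m,\mathbf k}=0$ unless $\mathbf k\in\sum\mathbb N\beta_t$, and $\dim\mathcal B_{\mathbf m,\beta_s}=1$. Let $E_s$ span $\mathcal B_{\mathbf m,\beta_s}$. It is primitive, since $L_{\mathbf l}(E_s)\in\mathcal B_{\mathbf m,\mathbf l}\otimes\mathcal B_{\mathbf m,\beta_s-\mathbf l}=0$ for $\mathbf l\ne0,\beta_s$, and $\gamma_s=(E_s,E_s)_\gg\ne0$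 by Proposition~\ref{prop:nondeg}.

\emph{The halves.} Let $\pi:\mathcal F\to\mathcal B^+_{\mathbf m}$, $\theta_s\mapsto E_s$. By Corollary~\ref{cor:pi}, $\ker\pi\subset J$, so in each weight
\[
\dim\mathcal B_{\mathbf m,\mathbf k}\ \ge\ \dim(\mathcal F/\ker\pi)_{\mathbf k}\ \ge\ \dim(\mathcal F/J)_{\mathbf k}=\dim U_q^+(\mathfrak g_{\mathbf m})_{\mathbf k}=\dim\mathcal B_{\mathbf m,\mathbf k},
\]
the last equality by (Q) and Theorem~\ref{thm:char}. Hence $\pi$ is surjective with kernel $J$, and $U_q^+(\mathfrak g_{\mathbf m})\cong\mathcal B^+_{\mathbf m}$. Put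
\[
F_s=\bigl(\kappa_{\beta_s}\gamma_s(q_s-q_s^{-1})\bigr)^{-1}\omega(E_s).
\]
Since $\omega$ is an algebra automorphism and the Serre relations are homogeneous in each generator, the $F_s$ give an isomorphism $U_q^-(\mathfrak g_{\mathbf m})\cong\mathcal B^-_{\mathbf m}$.

\emph{Cross relations.} The first two relations in \eqref{eq:cross} hold because $E_s$ and $F_s$ are combinations of words of weight $\beta_s$ in the $e$'s and the $f$'s. Proposition~\ref{prop:prim}(i) gives $[E_s,\omega(E_s)]=\kappa_{\beta_s}\gamma_s(K_{\beta_s}-K_{\beta_s}^{-1})$, which is the third relation for $s=t$. For $s\ne t$ the elements $E_s,E_t$ are primitive of different weights, and (ii) gives $[E_s,F_t]=0$.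

\emph{The isomorphism.} We obtain a homomorphism $\Psi:\widetilde U_q(\mathfrak g_{\mathbf m})\to\mathcal B_{\mathbf m}$ with $K_i\mapsto K_i$, $E_s\mapsto E_s$, $F_s\mapsto F_s$. It is surjective because $\mathcal B_{\mathbf m}$ is generated by $\mathcal B^\pm_{\mathbf m}$ and the $K_i^{\pm1}$. The relations \eqref{eq:cross} allow one to move every $F$ to the left of every $E$ and $K$, and every $K$ to the left of every $E$. So $\widetilde U_q(\mathfrak g_{\mathbf m})$ is spanned by the products $yK_{\boldsymbol\mu}x$, where $y$ and $x$ run over the images of bases of $U_q^-(\mathfrak g_{\mathbf m})$ and $U_q^+(\mathfrak g_{\mathbf m})$ and $\boldsymbol\mu\in\mathbb Z^n$. The elements $\Psi(y)$ form a basis of $\mathcal B^-_{\mathbf m}\subset U^-$ and the $\Psi(x)$ a basis of $\mathcal B^+_{\mathbf m}\subset U^+$, so the $\Psi(yK_{\boldsymbol\mu}x)$ are linearly independent by (T). Hence $\Psi$ is injective, and it restricts to the isomorphisms of the halves. \qed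

\begin{remark}
By Corollary~\ref{cor:pi}, the isomorphism $U_q^+(\mathfrak g_{\mathbf m})\cong\mathcal B^+_{\mathbf m}$ carries the twisted coproduct induced by $\Delta_{\mathcal F}$ to $L$, and the form of Lemma~\ref{lem:rad} with parameters $\gamma_s$ to $(\,,)_\gg$.
\end{remark}

\begin{remark}
Up to Corollary~\ref{cor:pi}, which rests on Lemma~\ref{lem:rad}, Sections~\ref{sec:exp}--\ref{sec:comm} use only (S), the relations \eqref{eq:D1}, \eqref{eq:D2}, the map $\varepsilon$ and the symmetry $d_{ij}=d_{ji}$. Finite type enters through (M), (Q) and the inequality $\langle\mathbf k,\mathbf k\rangle>0$ in Lemmas~\ref{lem:rad}, \ref{lem:zero} and~\ref{lem:generic}; for a weight $\mathbf l$ with $\langle\mathbf l,\mathbf l\rangle=0$ the element $F$ in the last proof would commute with $K_{\mathbf l}$, and the argument would give no constraint. The hypothesis on $q$ is used in the quoted facts, in Lemma~\ref{lem:sl2}, and wherever a power $q^a$ with $a\ne0$ has to differ from $1$ in Lemmas~\ref{lem:zero} and~\ref{lem:generic}.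
\end{remark}

\section{Characters, bases and isomorphism classes}

\begin{corollary}
Let $\mathbf m,\mathbf m'\in\mathbb R^n$.
\begin{enumerate}
\item[(a)] $\mathrm{ch}\,\mathcal A_{\le\mathbf m}=\prod_{\boldsymbol\alpha\in\Phi^+}\prod_{d\le\mathbf m\cdot\boldsymbol\alpha}(1-x^{\boldsymbol\alpha}y^d)^{-1}$.
\item[(b)] Let $\mathbf m(t)$ be a path, and for each $t$ choose a PBW basis of $\mathcal B^+_{\mathbf m(t)}\cong U_q^+(\mathfrak g_{\mathbf m(t)})$, consisting of the ordered monomials in root vectors indexed by $\Phi_{\mathbf m(t)}\cap\Phi^+$. Then the products of PBW monomials, taken with $t$ decreasing, form a basis of $U^+$, and each pair $(\boldsymbol\alpha,d)\in\Phi^+\times\mathbb Z$ is the bidegree of exactly one root vector.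
\item[(c)] $\mathcal B^+_{\mathbf m}\cong\mathcal B^+_{\mathbf m'}$ as $\mathbb N^n$-graded algebras if and only if $\Phi_{\mathbf m}=\Phi_{\mathbf m'}$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Insert Theorem~\ref{thm:char} in the product formula of the proof of Lemma~\ref{lem:pindep}. (b) The first claim is Corollary~\ref{cor:factor} with Theorem~\ref{thm:main}; the second holds because $t\mapsto\mathbf m(t)\cdot\boldsymbol\alpha$ is a bijection of $\mathbb R$. (c) The character in Theorem~\ref{thm:char} determines $\Phi_{\mathbf m}\cap\Phi^+$ by uniqueness of the exponents. Conversely, if $\Phi_{\mathbf m}=\Phi_{\mathbf m'}$, Theorem~\ref{thm:main} identifies both algebras with $U_q^+(\mathfrak g_{\mathbf m})$, with $E_s$ in weight $\beta_s$.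
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beck} Beck, Comm. Math. Phys. \textbf{165} (1994).

\bibitem{CP} Chari and Pressley, \emph{A Guide to Quantum Groups}.

\bibitem{Hernandez} Hernandez, Transform. Groups \textbf{10} (2005).

\bibitem{Jantzen} Jantzen, \emph{Lectures on Quantum Groups}.

\bibitem{Zhu} Tianqing Zhu, \emph{Quantum dynamical Weyl groups from quantum loop groups of arbitrary shuffle type}, arXiv:2606.14262 (2026).

\end{thebibliography}
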